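\title{Local integrals of motion of the WZNW model\\ deformed by a field from the adjoint representation}

\begin{abstract}
Let $\mathfrak g$ be a simple Lie algebra of rank $\ell$. In the Wakimoto realization, a weight-zero vector $x$ of the contragredient Verma module whose highest weight is the maximal root defines a deformation of the WZNW model of level $k=-h^\vee+\nu^{-1}$. We study the local integrals of motion of the deformed model modulo those of the Heisenberg subalgebra, and the assertion, taken from a paper of Feigin and Frenkel, that under a condition on $x$ this space has, for generic $\nu$, a basis of $\ell$ elements of each positive integral spin. The assertion fails for every $\mathfrak g$ of rank at least $2$. For $x\ne0$ in the zero weight space $\mathfrak h$ of the adjoint representation, we prove that its conclusion holds if and only if $x$ is regular; in particular the assertion is true for $\mathfrak{sl}_2$. The proof computes the classical limit $\nu\to0$ as a cohomology of $t\mathfrak g[t]$ and shows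 that no classical integral of motion is lost under quantization.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Local integrals of motion}

Let $\mathfrak g$ be a complex simple Lie algebra of rank $\ell$, with Cartan subalgebra $\mathfrak h$, roots $\Delta$, positive roots $\Delta_+$, simple roots $\alpha_1,\dots,\alpha_\ell$, maximal root $\theta$ and dual Coxeter number $h^\vee$. The invariant form is normalized by $(\theta,\theta)=2$. Let $\hat{\mathfrak g}$ be the affine Kac--Moody algebra, with modes $a_n=a\otimes t^n$, so that on a module of level $k$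
\[
[a_m,b_n]=[a,b]_{m+n}+k\,m\,\delta_{m+n,0}\,(a,b).
\]
Its extra simple root $\alpha_0$ (node $0$ of the affine Dynkin diagram) restricts to $-\theta$ on $\mathfrak h$. The modes $h_n$, $h\in\mathfrak h$, and the center span the Heisenberg subalgebra $\hat{\mathfrak h}$. The level is
\[
k=-h^\vee+\nu^{-1}
\]
with a complex parameter $\nu\neq0$, and \emph{generic $\nu$} means $\nu$ outside a countable set.

Let $W_\lambda$ be the Wakimoto Fock spaces of the free fields $\mathsf a_\alpha(z)$, $\mathsf a^*_\alpha(z)$ ($\alpha\in\Delta_+$) and of $\ell$ free bosons $\mathsf b_1(z),\dots,\mathsf b_\ell(z)$, with vertex operators $\mathsf V_\lambda(z)$ and translation operator $\partial$; the dependence on $\nu$ is suppressed. As a vector space, $W_\lambda$ is the polynomial ring in the creation modes of these fields applied to a vector $v_\lambda$ of weight $\lambda$. It is graded by conformal dimension, normalized by $\deg v_\lambda=0$: the fields $\mathsf a_\alpha$ and $\mathsf b_i$ have degree $1$, the fields $\mathsf a^*_\alpha$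 have degree $0$, and each derivative raises the degree by $1$. Put $\overline W_\lambda=W_\lambda/\partial W_\lambda$. The class of $P\in W_0$ in $\overline W_0$ is the \emph{local integral} $\int P(z)\,dz$; it has \emph{spin} $s$ if $P$ is homogeneous of degree $s+1$. Constants have spin $-1$ and play no role.

The screening operators $G_i:W_0\to W_{-\alpha_i}$, $1\le i\le\ell$, commute with $\partial$ and induce maps $\overline G_i$ on $\overline W_0$. The common kernel of the $\overline G_i$ is the Lie algebra of local integrals of motion of the WZNW model of level $k$.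

A deformation of the model adds one more operator. Let $M^*_\lambda$ be the contragredient Verma module over $\mathfrak g$ with highest weight $\lambda$, realized on the polynomial ring $\mathbb C[\mathsf x_\alpha]_{\alpha\in\Delta_+}$, where $\mathsf x_\alpha$ has weight $-\alpha$. Let $e_i^R$ be the right action of the Chevalley generator $e_i$ on this ring; it raises the weight of a polynomial by $\alpha_i$. An element $y\in M^*_\theta$ is a polynomial $P_y$, and it defines the field
\[
\Psi_y(z)=P_y(\mathsf a^*_\alpha(z))\,\mathsf V_{-\alpha_0}(z):\ W_0\to W_{-\alpha_0}=W_\theta .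
\]
Let $x$ lie in the weight-zero subspace $M^*_\theta(0)$, so that $P_x$ has weight $-\theta$. The operator $G_0=\int\Psi_x(z)\,dz$ commutes with $\partial$ and induces $\overline G_0:\overline W_0\to\overline W_\theta$. The space
\[
I_\nu(x)=\bigcap_{i=0}^{\ell}\ker\overline G_i\subset\overline W_0
\]
is the graded Lie algebra of local integrals of motion of the model deformed by $\int\Psi_x(z)\,dz$; only its grading matters below. Since $x$ has weight zero, $\Psi_x(z)$ commutes with $\hat{\mathfrak h}$, and $I_\nu(x)$ contains the space $U(\hat{\mathfrak h})_{\mathrm{loc}}$ of all $\int P(z)\,dz$ with $P$ a differential polynomial in the currents of $\mathfrak h$. These integrals do not see the deformation, so one passes to the graded quotient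
\[
I'_\nu(x)=I_\nu(x)/U(\hat{\mathfrak h})_{\mathrm{loc}},
\]
which is interpreted as the space of local integrals of motion of the corresponding deformation of the generalized parafermionic ($\mathfrak g/\mathfrak h$ coset) theory. The problem, which comes from \cite{FF99}, is to prove or disprove the following statement.

\begin{quote}
\textbf{Assertion.} \emph{Let $0\ne x\in M^*_\theta(0)$ satisfy $e_i^Rx=0$ for all $i$ such that node $i$ is not connected to node $0$. Then for generic $\nu$ the space $I'_\nu(x)$ has a basis consisting of $\ell$ elements of each positive integral spin.}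
\end{quote}

\subsection{Results}

The module $M^*_\theta$ contains the adjoint representation $E_\theta\cong\mathfrak g$, and we identify its zero weight space $E_\theta(0)$ with $\mathfrak h$. These are the $x$ for which $\Psi_x$ is a component of a field from the adjoint representation, and all of them satisfy the hypothesis of the Assertion (Lemma~\ref{lem:hyp}). For such $x$ one has $[a_n,\Psi_x(z)]=z^n\Psi_{[a,x]}(z)$. So $\Psi_x$ commutes not only with the currents of $\mathfrak h$ but with those of the whole centralizer of $x$, and this centralizer equals $\mathfrak h$ exactly when $x$ is \emph{regular}, that is, when $\alpha(x)\neq0$ for all $\alpha\in\Delta$.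

\begin{theorem}\label{thm:nonreg}
Let $\ell\ge2$ and let $0\ne x\in E_\theta(0)=\mathfrak h$ be non-regular, with centralizer $\mathfrak l\supsetneq\mathfrak h$ of dimension $d$. Then $x$ satisfies the hypothesis of the Assertion, and for all but finitely many values of $k$ the space $I'_\nu(x)$ has a nonzero component of spin $0$, of dimension at least $d-\ell$, and its component of spin $1$ has dimension at least
\[
\frac{d(d+1)}2-\frac{\ell(\ell+1)}2\ \ge\ 2\ell+3\ >\ \ell .
\]
\end{theorem}

\begin{theorem}\label{thm:main}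
Let $\mathfrak g$ be any simple Lie algebra \textup{(}$\ell\ge1$\textup{)} and $0\ne x\in E_\theta(0)=\mathfrak h$. For generic $\nu$ the space $I'_\nu(x)$ has a basis consisting of $\ell$ elements of each positive integral spin if and only if $x$ is regular.
\end{theorem}

For $\ell\ge2$ a root hyperplane in $\mathfrak h$ contains nonzero vectors, so Theorem~\ref{thm:nonreg} shows that the Assertion is false for every $\mathfrak g$ of rank at least $2$. For $\mathfrak{sl}_2$ the space $M^*_\theta(0)=\mathbb C\mathsf x_\theta$ equals $\mathfrak h$ and every nonzero element is regular, so the Assertion is true. In types $A_\ell$ and $C_\ell$, Theorem~\ref{thm:main} covers all $x$ allowed by the hypothesis (Lemma~\ref{lem:hyp}). In the other types the hypothesis may admit $x\notin E_\theta(0)$; we make no claim about those.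

\subsection{Where the number $\ell$ comes from}

Theorem~\ref{thm:nonreg} is proved by a direct computation in Section~\ref{sec:nonreg}. The proof of the ``if'' part of Theorem~\ref{thm:main} has three steps.

First (Section~\ref{sec:reduction}), the operators $G_1,\dots,G_\ell$ cut $W_0$ down to the affine vertex algebra, the Heisenberg algebra splits off, and what remains in each degree $N$ is one map $\bar S:\mathcal A_N\to\mathcal B_N$ of free $\mathbb C[[\nu]]$-modules of finite rank. We must show that its kernel has rank $\ell$.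

Second (Section~\ref{sec:classical}), we set $\nu=0$. The components of the reduced map are derivations of a ring $\mathcal P$ of differential polynomials, and they generate an action of $\mathfrak n=t\mathfrak g[t]$, described by the operator $\partial_z+A(z)+x/t$. For regular $x$ the module $\mathcal P$ is coinduced from the abelian subalgebra $t\mathfrak h[t]$, so $H^1(\mathfrak n,\mathcal P)=(t\mathfrak h[t])^*$ has dimension $\ell$ in each positive degree. These classes are in bijection with the classical integrals of motion. This explains the count in the Assertion, and it bounds the quantum count from above.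

Third, a kernel can shrink under deformation, and we must rule this out. An involution shows that the obstruction lies in a space built from $H^2(\mathfrak n)$. For $\ell\ge2$ we quantize the map to this space (Section~\ref{sec:higher}). For $\mathfrak{sl}_2$, where $H^2(\mathfrak n)$ looks different, we use the flow of the integral of motion of spin $2$ (Section~\ref{sec:sl2}). Section~\ref{sec:first} carries out the second and third steps by hand in spin $1$, and in spin $2$ for $\mathfrak{sl}_2$.

\section{Conventions and standard facts}\label{sec:facts}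

We fix dual bases $J_i,J^i$ of $\mathfrak g$ and put $\mathfrak g_\perp=\bigoplus_{\alpha\in\Delta}\mathfrak g_\alpha$. The Casimir element $\mathrm{Cas}=\sum_iJ_iJ^i$ acts by $(\mu,\mu+2\rho)$ on a highest weight module of weight $\mu$, and on its contragredient dual, and by $2h^\vee$ on $\mathfrak g$. For a $\mathfrak g$-module $E$ let $M(E)$ be the level $k$ module induced from $E$, with $a_nE=0$ for $n>0$; it is graded with $E$ in degree $0$. The module $V=M(\mathbb C)$ is the affine vertex algebra, with vacuum $|0\rangle$, and every $M(E)$ is a $V$-module. For $b\in\mathfrak g$, $v_b$ is the corresponding vector of degree $0$ in $M(\mathfrak g)$.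

\subsection{Vertex algebra formulas}
On $M(E)$ let $\partial=L_{-1}$ and $L_0$ be the Sugawara operators. Then $[a_n,\partial]=na_{n-1}$, $[L_0,a_n]=-na_n$ and, since $k+h^\vee=\nu^{-1}$,
\begin{equation}\label{eq:sug}
L_0=\frac\nu2\sum_iJ_{i,0}J^i_0+\nu\sum_i\sum_{j\ge1}J_{i,-j}J^i_j,\qquad \partial v=\nu\sum_iJ_{i,-1}J^iv\quad(v\in E).
\end{equation}
Write $Y(P,z)=\sum_nP_{(n)}z^{-n-1}$. For $P,Q$ in a vertex algebra containing the currents of $\mathfrak g$, and for $m,n\in\mathbb Z$, the following identities hold on any module.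
\begin{itemize}
\item[(V1)] $Y(\partial P,z)=\partial_zY(P,z)=[\partial,Y(P,z)]$. In particular $(\partial P)_{(0)}=0$ and $[\partial,P_{(0)}]=0$.
\item[(V2)] $[P_{(m)},Q_{(n)}]=\sum_{j\ge0}\binom mj(P_{(j)}Q)_{(m+n-j)}$. In particular $[P_{(0)},Y(Q,z)]=Y(P_{(0)}Q,z)$.
\item[(V3)] $Y(a_nP,z)=\sum_{j\ge0}\binom nj(-z)^ja_{n-j}Y(P,z)-\sum_{j\ge0}\binom nj(-z)^{n-j}Y(P,z)a_j$.
\item[(V4)] $a_ne^{z\partial}=e^{z\partial}\sum_{j\ge0}\binom njz^ja_{n-j}$, by iterating $[a_n,\partial]=na_{n-1}$.
\end{itemize}

\subsection{Wakimoto modules and the BGG complex}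
We use the following standard facts; see \cite{FF90,FFLNM}.
\begin{itemize}
\item[(W1)] $W_\lambda$ is a $\hat{\mathfrak g}$-module of level $k$. Its degree-$0$ part is $M^*_\lambda$ and is killed by $a_n$, $n>0$. The space $W_0$ is a vertex algebra containing the currents, and $\partial$ is the Sugawara operator $L_{-1}$. On $W_\lambda$ one has $\partial(Pv_\lambda)=(\partial P+\mathsf b_\lambda P)v_\lambda$, where $\mathsf b_\lambda$ is a linear combination of the degree-one creation modes of the $\mathsf b_i$, nonzero for $\lambda\ne0$. For $y\in M^*_\theta$, with $v_y$ the corresponding vector of degree $0$ in $W_\theta$,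
\[
[a_n,\Psi_y(z)]=z^n\Psi_{a\cdot y}(z),\qquad \Psi_y(z)|0\rangle=e^{z\partial}v_y,\qquad[\partial,\Psi_y(z)]=\partial_z\Psi_y(z).
\]
\item[(W2)] The $G_i$, $1\le i\le\ell$, commute with $\hat{\mathfrak g}$, and on degree-$0$ parts they are nonzero multiples of $e_i^R:M^*_0\to M^*_{-\alpha_i}$.
\item[(BGG)] For dominant integral $\lambda$, with $E_\lambda$ the irreducible module of highest weight $\lambda$ and $w\cdot\lambda=w(\lambda+\rho)-\rho$, the dual BGG complex
\[
0\to E_\lambda\to M^*_\lambda\to\bigoplus_iM^*_{s_i\cdot\lambda}\to\bigoplus_{l(w)=2}M^*_{w\cdot\lambda}\to\cdots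
\]
is exact, and the maps out of $M^*_\lambda$ are nonzero multiples of $(e_i^R)^{\langle\lambda,\alpha_i^\vee\rangle+1}$.
\end{itemize}
For $\lambda\neq0$ the operator $\partial$ is injective on $W_\lambda$: the derivation $P\mapsto\partial P$ preserves the polynomial degree in the modes of the $\mathsf b_i$, while multiplication by $\mathsf b_\lambda$ is injective and raises it by one.

\begin{lemma}\label{lem:hyp}
Every $x\in E_\theta(0)$ satisfies the hypothesis of the Assertion. In types $A_\ell$ and $C_\ell$ the hypothesis is equivalent to $x\in E_\theta(0)$.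
\end{lemma}

\begin{proof}
By (BGG), $E_\theta=\bigcap_i\ker(e_i^R)^{\langle\theta,\alpha_i^\vee\rangle+1}$, and $\langle\theta,\alpha_i^\vee\rangle=0$ when node $i$ is not connected to node $0$. This gives the first claim. Let $x\in M^*_\theta(0)$ and let $c_i$ be the coefficient of $\alpha_i$ in $\theta$. The polynomial $(e_i^R)^mP_x$ has weight $-\theta+m\alpha_i$, so it vanishes for $m>c_i$. For a node $i$ connected to $0$, the pair $(c_i,\langle\theta,\alpha_i^\vee\rangle)$ is $(1,2)$ in type $A_1$, $(1,1)$ in type $A_\ell$ with $\ell\ge2$, and $(2,2)$ in type $C_\ell$. In each case $c_i\le\langle\theta,\alpha_i^\vee\rangle$, so the condition defining $E_\theta$ at such a node holds automatically.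
\end{proof}

\subsection{Cohomology of $t\mathfrak g[t]$}
Let $\mathfrak n=t\mathfrak g[t]$, let $\mathfrak n^*$ be its graded dual, with $(\mathfrak gt^n)^*$ in \emph{$t$-degree} $n$, and let $H^\bullet(\mathfrak n)$ be the cohomology of $\Lambda^\bullet\mathfrak n^*$ with the Chevalley--Eilenberg differential $\delta_0$ for trivial coefficients, $(\delta_0\varphi)(\xi,\xi')=-\varphi([\xi,\xi'])$ for $\varphi\in\mathfrak n^*$. Let $W^1$ be the set of elements $w$ of the affine Weyl group that have minimal length in their coset $Ww$ modulo the finite Weyl group, let $\hat\rho$ be the affine Weyl vector, and put $w\cdot0=w\hat\rho-\hat\rho$.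
\begin{itemize}
\item[(GL)] (Garland--Lepowsky \cite{GL}.) As a graded $\mathfrak g$-module, $H^j(\mathfrak n)$ is the direct sum, over $w\in W^1$ of length $j$, of the irreducible modules with highest weight $(w\cdot0)|_{\mathfrak h}$, placed in $t$-degree minus the coefficient of $\alpha_0$ in $w\cdot0$.
\end{itemize}

\begin{lemma}\label{lem:GL}
\textup{(i)} $H^j(\mathfrak n)^{\mathfrak g}=0$ for $j\ge1$.

\textup{(ii)} $H^2(\mathfrak n)$ lies in a single $t$-degree $d_2$, with $d_2=2$ for $\ell\ge2$ and $d_2=3$ for $\ell=1$. For $\ell\ge2$, $H^2(\mathfrak n)=X:=X_2^*$ with $X_2=\ker([\,,]:\Lambda^2\mathfrak g\to\mathfrak g)$. For $\ell=1$, $H^2(\mathfrak n)$ is the $5$-dimensional irreducible module.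
\end{lemma}

\begin{proof}
(i) If $(w\cdot0)|_{\mathfrak h}=0$, then $w\hat\rho=\hat\rho-c\gamma$ with $\gamma=\alpha_0+\theta$ the null root. As $(\gamma,\gamma)=0$ and $(\hat\rho,\gamma)=h^\vee$, we get $|\hat\rho|^2=|\hat\rho|^2-2ch^\vee$. So $c=0$ and $w=1$.

(ii) The elements of length $2$ in $W^1$ are $s_0s_i$ with $i$ connected to $0$, and $s_0s_i\cdot0=-\alpha_0-s_0\alpha_i=-\alpha_i-(1-\langle\alpha_i,\alpha_0^\vee\rangle)\alpha_0$. For $\ell\ge2$ we have $\langle\alpha_i,\alpha_0^\vee\rangle=-1$, because $\theta$ is a long root different from $\alpha_i$; for $\ell=1$ it equals $-2$. In $t$-degree $2$ the complex is $(\mathfrak gt^2)^*\to\Lambda^2(\mathfrak gt)^*\to0$, and the cokernel of the dual of the bracket is $X_2^*$. For $\ell=1$ the highest weight is $-\alpha_1+3\theta=2\theta$.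
\end{proof}

\section{Non-regular $x$}\label{sec:nonreg}

\begin{proof}[Proof of Theorem~\ref{thm:nonreg}]
The hypothesis holds by Lemma~\ref{lem:hyp}. If $\alpha(x)=0$, then $\mathfrak l\supset\mathfrak h\oplus\mathfrak g_\alpha\oplus\mathfrak g_{-\alpha}$, so $d\ge\ell+2$.

Let $P=p|0\rangle$, where $p$ is a polynomial in the modes $a_{-n}$, $a\in\mathfrak l$, $n\ge1$. By (W2), $G_iP=p\,G_i|0\rangle=0$ for $1\le i\le\ell$, since $e_i^R1=0$. By (W1) all modes of $a\in\mathfrak l$ commute with $\Psi_x(z)$, so $G_0P=p\operatorname{Res}_ze^{z\partial}v_x=0$. Thus the class of $P$ lies in $I_\nu(x)$. It remains to see that enough of these classes are independent in $\overline W_0$. The tool is (V1): if $P\in\partial W_0$, then $P_{(0)}=0$ on $W_0$. Let $k\ne0$.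

\emph{Spin $0$.} If $a_{-1}|0\rangle\in\partial W_0$, then $a_0=0$ on $W_0$, so $0=b_1a_0c_{-1}|0\rangle=k(b,[a,c])|0\rangle$ for all $b,c\in\mathfrak g$, and $a=0$. Hence $\mathfrak l$ injects into the spin-$0$ part of $I_\nu(x)$, while the spin-$0$ part of $U(\hat{\mathfrak h})_{\mathrm{loc}}$ is the image of $\mathfrak h$.

\emph{Spin $1$.} Let $a^1,\dots,a^d$ be a basis of $\mathfrak l$, let $P=\sum s_{ij}a^i_{-1}a^j_{-1}|0\rangle$ with $(s_{ij})$ symmetric, and put $s(b,c)=\sum s_{ij}(a^i,b)(a^j,c)$. By (V3) with $n=-1$,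
\[
P_{(0)}=\sum s_{ij}\sum_{m\ge0}\bigl(a^i_{-1-m}a^j_m+a^j_{-1-m}a^i_m\bigr),
\]
and only $m=0,1$ act nontrivially on $c_{-1}|0\rangle$:
\[
P_{(0)}c_{-1}|0\rangle=2\sum s_{ij}\,a^i_{-1}[a^j,c]_{-1}|0\rangle+2k\sum s_{ij}(a^j,c)\,a^i_{-2}|0\rangle .
\]
Suppose $P\in\partial W_0$, so that this vector vanishes. Apply $b_2$, using $b_2a^i_{-1}[a^j,c]_{-1}|0\rangle=k([b,a^i],[a^j,c])|0\rangle$ and $b_2a^i_{-2}|0\rangle=2k(b,a^i)|0\rangle$, and divide by $2k$:
\[
\sum s_{ij}\bigl([b,a^i],[a^j,c]\bigr)+2k\,s(b,c)=0\qquad(b,c\in\mathfrak g).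
\]
Identify bilinear forms on $\mathfrak g$ with $\mathfrak g\otimes\mathfrak g$. The first term is the value at $s$ of the operator sending $a\otimes a'$ to the form $(b,c)\mapsto([b,a],[a',c])$, which does not depend on $k$. Unless $-2k$ is one of its finitely many eigenvalues, $s=0$. So $S^2\mathfrak l$ injects into the spin-$1$ part of $I_\nu(x)$. The spin-$1$ part of $U(\hat{\mathfrak h})_{\mathrm{loc}}$ is the image of $S^2\mathfrak h$, because $h_{-2}|0\rangle=\partial h_{-1}|0\rangle$. The difference of dimensions is $\frac12\bigl(d(d+1)-\ell(\ell+1)\bigr)\ge\frac12\bigl((\ell+2)(\ell+3)-\ell(\ell+1)\bigr)=2\ell+3$.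
\end{proof}

\begin{example}
For $\mathfrak{sl}_3$ both nodes are connected to node $0$, so the hypothesis of the Assertion is empty. If $x$ is a fundamental coweight, then $\mathfrak l=\mathfrak{gl}_2$, $d=4$, and the spin-$1$ part of $I'_\nu(x)$ has dimension at least $10-3=7$ instead of $2$.
\end{example}

Theorem~\ref{thm:nonreg} gives the ``only if'' part of Theorem~\ref{thm:main}; for $\ell=1$ there is nothing to prove. \emph{From now on $x\in\mathfrak h$ is regular.}

\section{Reduction to one map over $\mathbb C[[\nu]]$}\label{sec:reduction}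

\subsection{From Wakimoto modules to the affine vertex algebra}

\begin{lemma}\label{lem:ind}
For $\nu\notin\mathbb Q$ and integral $\lambda$, the natural map $M(M^*_\lambda)\to W_\lambda$ is an isomorphism.
\end{lemma}

\begin{proof}
In positive degrees, the creation modes $\mathsf a_\alpha,\mathsf a^*_\alpha,\mathsf b_i$ have the same degrees and weights as the modes $a_{-n}$ of a basis of $\mathfrak g$. So both sides have the same finite dimension in each degree and weight, and it suffices to prove injectivity. If the kernel is nonzero, its part of lowest degree $m$ has $m\ge1$, is killed by all $a_n$ with $n>0$, and is a $\mathfrak g$-submodule of the tensor product of $M^*_\lambda$ with a finite-dimensional module. It therefore contains a highest weight vector of some integral weight $\mu$. By \eqref{eq:sug}, $L_0$ acts on it by $\frac\nu2(\mu,\mu+2\rho)$, and also by $\frac\nu2(\lambda,\lambda+2\rho)+m$. This is impossible for irrational $\nu$.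
\end{proof}

For $\nu\notin\mathbb Q$ we may thus view $V\subset W_0$ and $M(\mathfrak g)=M(E_\theta)\subset W_\theta$. For $b\in\mathfrak g$ and $P\in V$ put
\begin{equation}\label{eq:Phi}
\Phi_b(z)P=e^{z\partial}\,Y(P,-z)\,v_b\in M(\mathfrak g)((z)).
\end{equation}
Apply (V3) to $Y(a_nP,-z)v_b$. In the second sum only $j=0$ survives, and the first sum is rewritten by (V4):
\[
\Phi_b(z)a_nP=e^{z\partial}\sum_j\binom njz^ja_{n-j}Y(P,-z)v_b-z^ne^{z\partial}Y(P,-z)v_{[a,b]}=a_n\Phi_b(z)P-z^n\Phi_{[a,b]}(z)P .
\]
Together with (V1) this gives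
\begin{equation}\label{eq:Phirel}
[a_n,\Phi_b(z)]=z^n\Phi_{[a,b]}(z),\qquad\Phi_b(z)|0\rangle=e^{z\partial}v_b,\qquad[\partial,\Phi_b(z)]=\partial_z\Phi_b(z).
\end{equation}
The first two relations determine $\Phi_b$ on $V$, so $\Phi_b=\Psi_b|_V$ by (W1).

\begin{proposition}\label{prop:red}
For $\nu\notin\mathbb Q$, $\ I_\nu(x)=\{\bar P\in V/\partial V:\ \operatorname{Res}_z\Phi_x(z)P\in\partial M(\mathfrak g)\}$.
\end{proposition}

\begin{proof}
Induction from $\mathfrak g$ to $\hat{\mathfrak g}$ is exact by the PBW theorem. Inducing (BGG) for $\lambda=0$ and using Lemma~\ref{lem:ind}, we get an exact sequence of $\hat{\mathfrak g}$-modules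
\[
0\to V\to W_0\xrightarrow{\ G\ }\bigoplus_iW_{-\alpha_i}\xrightarrow{\ \vartheta\ }\bigoplus_{l(w)=2}W_{w\cdot0}.
\]
By (W2) the components of $G$ are nonzero multiples of the $G_i$, since both are $\hat{\mathfrak g}$-maps that are proportional on the generating subspace $M^*_0$. All maps commute with the Sugawara operator $\partial$, which is injective on all terms after $W_0$ because $w\cdot0\ne0$ for $w\neq1$.

Let $GP=\partial Q$. Then $\partial\vartheta Q=0$, so $\vartheta Q=0$ and $Q=GP'$, and $P-\partial P'\in\ker G=V$. If $P\in V$ equals $\partial Q$ with $Q\in W_0$, then $\partial GQ=0$, so $GQ=0$ and $Q\in V$. Hence the common kernel of $\overline G_1,\dots,\overline G_\ell$ is $V/\partial V$.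

For $P\in V$ we have $G_0P=\operatorname{Res}_z\Phi_x(z)P\in M(\mathfrak g)$. Suppose $G_0P=\partial Q$ with $Q\in W_\theta$. Inducing (BGG) for $\lambda=\theta$ shows that $M(\mathfrak g)$ is the kernel of a map $W_\theta\to\bigoplus_iW_{s_i\cdot\theta}$, with $s_i\cdot\theta\ne0$. The image of $Q$ is killed by $\partial$, so it vanishes, and $Q\in M(\mathfrak g)$.
\end{proof}

\subsection{The integral form and the classical limit}

To let $\nu\to0$ we rescale the currents so that they commute in the limit. Let $O=\mathbb C[[\nu]]$, $K=\mathbb C((\nu))$, and $a[n]=\nu a_n$. Since $\nu k=1-\nu h^\vee$,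
\begin{equation}\label{eq:resc}
[a_m,b[n]]=[a,b][m+n]+(1-\nu h^\vee)\,m\,\delta_{m+n,0}\,(a,b),\qquad [a[m],b[n]]=\nu\,[a_m,b[n]] .
\end{equation}
For finite-dimensional $E$ let $\mathcal M(E)$ be the free $O$-submodule of the induced module over $K$ spanned by the ordered monomials in the $J_i[-n]$, $n\ge1$, applied to a basis of $E$; put $\mathcal V=\mathcal M(\mathbb C)$. A subscript $K$ denotes extension of scalars to $K$, and a subscript $0$ on a vector or a map denotes reduction modulo $\nu$.

Let $\mathcal R=\mathbb C[J_i^{(m)}]_{m\ge0}$ be the algebra of differential polynomials in the elements of $\mathfrak g$, with $a\mapsto a^{(m)}$ linear, $\partial a^{(m)}=a^{(m+1)}$ and $\deg a^{(m)}=m+1$. The \emph{order} of a monomial is the number of its factors. In such an algebra $\ker\partial=\mathbb C$: if $m$ is maximal such that $P$ involves some $J_i^{(m)}$, then $\partial P$ contains the nonzero term $\sum_iJ_i^{(m+1)}\partial P/\partial J_i^{(m)}$.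

\begin{lemma}\label{lem:int}
\textup{(a)} The operators $a[n]$ \textup{(}$n\in\mathbb Z$\textup{)}, $a_n$ \textup{(}$n\ge0$\textup{)} and $\partial$ preserve $\mathcal M(E)$.

\textup{(b)} $\mathcal M(E)/\nu=\mathcal R\otimes E$, with $a[-m-1]$ acting as multiplication by $a^{(m)}/m!$, and $\partial$ reduces to $D=\partial+A$, where $A=\sum_iJ_i\otimes J^i\in\mathcal R\otimes\mathfrak g$ acts through its second factor on $E$.

\textup{(c)} For $P\in\mathcal V$ the modes $P_{(n)}$ preserve $\mathcal M(E)$, and $Y(P,z)$ reduces to multiplication by $e^{z\partial}P_0$. In particular $P_{(n)}\mathcal M(E)\subset\nu\mathcal M(E)$ for $n\ge0$.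
\end{lemma}

\begin{proof}
By \eqref{eq:resc} the $a[-n]$, $n\ge1$, span a Lie algebra over $O$ that is abelian modulo $\nu$; the PBW theorem shows that they preserve $\mathcal M(E)$ and gives the first claim of (b). For $n\ge0$, move $a_n$ to the right through a monomial with \eqref{eq:resc}: each commutator is a scalar in $O$, a mode $c[-j]$ with $j\ge1$, or $\nu c_j$ with $j\ge0$, and induction on the length of the monomial applies. For $\partial$ use $[\partial,a[-n]]=n\,a[-n-1]$ and $\partial v=\sum_iJ_i[-1]J^iv$, which is \eqref{eq:sug}; these also give the formula for $D$. For (c), (V3) reads, for $n\ge1$,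
\begin{equation}\label{eq:Yrec}
Y(a[-n]P,z)=a_n^+(z)\,Y(P,z)+(-1)^{n-1}\nu\sum_{j\ge0}\binom{n+j-1}jz^{-n-j}\,Y(P,z)\,a_j ,
\end{equation}
where $a_n^+(z)=\sum_{j\ge0}\binom{n+j-1}jz^ja[-n-j]$ reduces to $e^{z\partial}a^{(n-1)}/(n-1)!$. Induct on the length of a monomial $P$.
\end{proof}

Formulas \eqref{eq:Phi} and \eqref{eq:Phirel} hold over $K$. By Lemma~\ref{lem:int}(c), $\Phi_b(z)$ maps $\mathcal V$ to $\mathcal M(\mathfrak g)((z))$. By the recursion $\Phi_b(z)a[-n]u=a[-n]\Phi_b(z)u-\nu z^{-n}\Phi_{[a,b]}(z)u$ it reduces to $P\mapsto P\,e^{zD}b$, which has no pole. So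
\[
S=\nu^{-1}\operatorname{Res}_z\Phi_x(z):\ \mathcal V\to\mathcal M(\mathfrak g)
\]
is defined over $O$. It lowers the degree by $1$, and it commutes with $\partial$ and, as $[h,x]=0$, with all $h_n$, $h\in\mathfrak h$. From $S(a[-n]u)=a[-n]Su-\operatorname{Res}_zz^{-n}\Phi_{[a,x]}(z)u$ and $S|0\rangle=0$ we see that $S_0$ is the derivation
\begin{equation}\label{eq:S0}
S_0:\mathcal R\to\mathcal R\otimes\mathfrak g,\qquad S_0(a^{(m)})=D^m[x,a].
\end{equation}

In the monomial bases, the matrices of $a[-n]$, $\partial$ and $S$ have entries in $\mathbb C[\nu]$, and substituting a complex number $\nu\ne0$ gives the same operators on $V$ and $M(\mathfrak g)$. Let $\pi_0$ be the span of the monomials in the $h[-n]$ applied to $|0\rangle$. By Proposition~\ref{prop:red} and the injectivity of $\partial$ on $M(\mathfrak g)\subset W_\theta$, for $\nu\notin\mathbb Q$ the dimension of $I'_\nu(x)$ in degree $N$ is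
\[
\dim\{(P,Q)\in V_N\oplus M(\mathfrak g)_{N-2}:SP=\partial Q\}-\dim(\pi_{0,N}+\partial V_{N-1}).
\]
Both terms are given by ranks of polynomial matrices, so for all but finitely many irrational $\nu$ they equal their values over $K$. Put
\[
I_K=\{\bar P\in\mathcal V_K/\partial\mathcal V_K:\ SP\in\partial\mathcal M(\mathfrak g)_K\},\qquad U_K=\text{image of }\pi_0\text{ in }I_K .
\]
Then for generic $\nu$,
\begin{equation}\label{eq:generic}
\dim I'_\nu(x)_{\text{spin }N-1}=\dim_K(I_K/U_K)_N\quad\text{for all }N.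
\end{equation}

\subsection{Splitting off the Heisenberg algebra}

For a weight $\lambda$ let $\mathcal K_\lambda(E)$ be the set of $u\in\mathcal M(E)$ of weight $\lambda$ with $h_nu=0$ for all $h\in\mathfrak h$, $n>0$, and put $\mathcal K(E)=\mathcal K_0(E)$. Let $h_1,\dots,h_\ell$ be an orthonormal basis of $\mathfrak h$. As $1-\nu h^\vee$ is a unit of $O$, the operators $q_{i,n}=h_i[-n]$ and $p_{i,n}=(n(1-\nu h^\vee))^{-1}(h_i)_n$, $n\ge1$, act on $\mathcal M(E)$, and they form commuting pairs with $[p,q]=1$. The $p$'s lower the degree. For one pair, $\Pi=\sum_j(-1)^jq^jp^j/j!$ satisfies $p\Pi=0$ and $\sum_jq^j\Pi p^j/j!=1$, and a relation $\sum_{j\le m}q^ju_j=0$ with $u_j\in\ker p$ gives $u_m=0$ after applying $p^m$. Treating the finitely many pairs relevant in a given degree one after another, we obtain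
\begin{equation}\label{eq:split}
\mathcal M(E)_\lambda=O\bigl[h_i[-n]\bigr]_{i,\,n\ge1}\otimes\mathcal K_\lambda(E).
\end{equation}
Thus $\mathcal K_\lambda(E)$ is a complement to $\sum h[-n]\mathcal M(E)_\lambda$. It is free of finite rank in each degree, and its reduction is the quotient of $(\mathcal R\otimes E)_\lambda$ by the ideal generated by the $h^{(m)}$, $h\in\mathfrak h$:
\[
\mathcal K_\lambda(E)/\nu=(\mathcal P\otimes E)_\lambda,\qquad\mathcal P=\mathbb C[e_\alpha^{(m)}]_{\alpha\in\Delta,\,m\ge0},
\]
where $e_\alpha\in\mathfrak g_\alpha$ are root vectors with $(e_\alpha,e_{-\alpha})=1$, and $e_\alpha^{(m)}$ has weight $\alpha$. An operator that preserves both $\mathcal K$ and the complement reduces to the operator induced on this quotient. This applies to $S$, and to $\partial$ in weight $0$, since $[h_n,\partial]=nh_{n-1}$ and $h_0$ vanishes in weight $0$. From now on $D$, $A$, $S_0$ denote the induced objects: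
\[
D=\partial+A\ \text{ on }\mathcal P\otimes E,\qquad A=\sum_{\alpha\in\Delta}e_{-\alpha}\otimes e_\alpha\in\mathcal P\otimes\mathfrak g_\perp,
\]
and $S_0:\mathcal P\to\mathcal P\otimes\mathfrak g$ is given by \eqref{eq:S0} for $a\in\mathfrak g_\perp$, with $S_0\partial=DS_0$.

\begin{lemma}\label{lem:Dinj}
$D$ is injective on the part of $\mathcal P\otimes E$ of positive degree. If $E^{\mathfrak g}=0$, it is injective on $\mathcal P\otimes E$.
\end{lemma}

\begin{proof}
Let $DY=0$ with $Y\ne0$ homogeneous. Since $A$ raises the order and $\partial$ preserves it, the component of $Y$ of lowest order is killed by $\partial$, so it lies in $E$. Then $Y$ has degree $0$, so $Y=v\in E$ and $Av=\sum e_{-\alpha}\otimes e_\alpha v=0$. The root vectors generate $\mathfrak g$, so $v\in E^{\mathfrak g}$.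
\end{proof}

The next lemma collects the linear algebra over $O$ that we use.

\begin{lemma}\label{lem:O}
Let $\phi:\mathcal A\to\mathcal B$ and $\psi:\mathcal B\to\Gamma$ be maps of free $O$-modules of finite rank.

\textup{(a)} $\operatorname{rk}\phi_K\ge\operatorname{rk}\phi_0$, so $\dim_K\ker\phi_K\le\dim\ker\phi_0$.

\textup{(b)} If $\phi_0$ is injective, then $\operatorname{coker}\phi$ is free with reduction $\operatorname{coker}\phi_0$, and $\phi(p)\in\nu^n\mathcal B$ implies $p\in\nu^n\mathcal A$.

\textup{(c)} If $\psi\phi=0$ and $\ker\psi_0=\operatorname{im}\phi_0$, then $\dim_K\ker\phi_K=\dim\ker\phi_0$.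

\textup{(d)} If $\phi_K$ is injective and $\phi_0$ is not, then there are $p\in\mathcal A$, $r\in\mathcal B$, $n\ge1$ with $\phi(p)=\nu^nr$ and $r_0\notin\operatorname{im}\phi_0$.
\end{lemma}

\begin{proof}
By the Smith normal form there are bases $p_j$ of $\mathcal A$ and $r_j$ of $\mathcal B$ such that each $\phi(p_j)$ is $\nu^{n_j}r_j$ or $0$; the image of $\phi_0$ is spanned by the reductions of the $r_j$ with $n_j=0$. This gives (a), (b), (d). For (c), $\operatorname{rk}\phi_K+\operatorname{rk}\psi_K\le\operatorname{rk}\mathcal B=\operatorname{rk}\phi_0+\operatorname{rk}\psi_0$, and (a) for $\phi$ and $\psi$ forces $\operatorname{rk}\phi_K=\operatorname{rk}\phi_0$.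
\end{proof}

For $N\ge2$ put
\[
\mathcal A_N=\mathcal K(\mathbb C)_N/\partial\mathcal K(\mathbb C)_{N-1},\qquad\mathcal B_N=\mathcal K(\mathfrak g)_{N-1}/\partial\mathcal K(\mathfrak g)_{N-2},\qquad\bar S:\mathcal A_N\to\mathcal B_N .
\]
By Lemmas~\ref{lem:Dinj} and \ref{lem:O}(b) these modules are free, with reductions $\mathcal P^{\mathfrak h}_N/\partial\mathcal P^{\mathfrak h}_{N-1}$ and $(\mathcal P_{N-1}\otimes\mathfrak g)^{\mathfrak h}/D(\mathcal P_{N-2}\otimes\mathfrak g)^{\mathfrak h}$, and $\bar S_0$ is induced by $S_0$.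

The next lemma is the first place where regularity enters, through the equality $\ker(S_0|_{\mathcal P})=\mathbb C$. That equality is Lemma~\ref{lem:coind}(a), whose proof does not use the lemma below. It fails if $\alpha(x)=0$ for a root $\alpha$, since then $S_0e_\alpha^{(m)}=0$.

\begin{lemma}\label{lem:heis}
$(I_K/U_K)_N\cong\ker\bigl(\bar S_K:\mathcal A_{N,K}\to\mathcal B_{N,K}\bigr)$ for $N\ge2$, and $(I_K/U_K)_N=0$ for $N\le1$.
\end{lemma}

\begin{proof}
We work over $K$ and omit the subscript. By \eqref{eq:split}, $\mathcal V_\lambda=\pi_\lambda\otimes\mathcal K_\lambda(\mathbb C)$ and $\mathcal M(\mathfrak g)_\lambda=\pi_\lambda\otimes\mathcal K_\lambda(\mathfrak g)$, with $\pi_\lambda$ the Fock module of $\hat{\mathfrak h}$ of weight $\lambda$. Let $T=k^{-1}\sum_i\sum_{m\ge0}(h_i)_{-1-m}(h_i)_m$. It acts on the first factor and satisfies $[h_n,T]=nh_{n-1}$. So $T'=\partial-T$ commutes with all $h_n$ and acts on the second factor. For the same reason $S=1\otimes s$, and $sT'=T's$.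

Viewing $\pi_\lambda$ as the ring of differential polynomials in $\mathfrak h$, $T$ is the sum of the derivation $\partial$ and multiplication by $k^{-1}\lambda_{-1}$, with $\lambda\in\mathfrak h^*\cong\mathfrak h$. Hence $T$ is injective on $\pi_\lambda$ for $\lambda\neq0$ (look at the top order) and on the part $\pi_0^+$ of positive degree of $\pi_0$. Choosing graded complements $U_\lambda$ of the image of $T$, we get $\pi_\lambda=K[T]\otimes U_\lambda$ for $\lambda\ne0$ and $\pi_0=K|0\rangle\oplus K[T]\otimes U_0$. For any space $Z$ with an operator $T'$, the quotient of $K[T]\otimes Z$ by the image of $T+T'$ is $Z$, via $T\mapsto-T'$. Therefore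
\[
\mathcal V_\lambda/\partial\cong U_\lambda\otimes\mathcal K_\lambda(\mathbb C)\quad(\lambda\ne0),\qquad\mathcal V_0/\partial\cong\mathcal K(\mathbb C)/\partial\ \oplus\ U_0\otimes\mathcal K(\mathbb C),
\]
the same formulas hold for $\mathcal M(\mathfrak g)$, and the map induced by $S$ is $1\otimes s$, respectively $\bar S\oplus(1\otimes s)$. By Lemma~\ref{lem:O}(a) and $\ker(S_0|_{\mathcal P})=\mathbb C$, the map $s$ is injective in positive degrees. So its kernel is $0$ on $\mathcal K_\lambda(\mathbb C)$ for $\lambda\ne0$ and $K|0\rangle$ on $\mathcal K(\mathbb C)$. Hence $I_K=\ker\bar S\oplus U_0\otimes|0\rangle$, and $U_0\otimes|0\rangle$ is the part of $U_K$ of positive degree. Finally $\mathcal K(\mathbb C)_0=K|0\rangle$ maps into $U_K$, and $\mathcal K(\mathbb C)_1=0$ because $\mathcal P_1^{\mathfrak h}=0$.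
\end{proof}

By \eqref{eq:generic} and Lemma~\ref{lem:heis}, the ``if'' part of Theorem~\ref{thm:main} follows from the next statement, whose proof occupies the rest of the paper.

\begin{proposition}\label{prop:count}
For regular $x$ and all $N\ge2$, $\ \dim_K\ker(\bar S_K:\mathcal A_{N,K}\to\mathcal B_{N,K})=\ell$.
\end{proposition}

\subsection{Parity}
Let $\sigma$ be the Chevalley involution of $\mathfrak g$, with $\sigma|_{\mathfrak h}=-1$; it preserves the invariant form. It acts on $\mathcal V$ and $\mathcal M(\mathfrak g)$ by $\sigma(a[n]u)=\sigma(a)[n]\,\sigma u$, $\sigma|0\rangle=|0\rangle$, $\sigma v_b=v_{\sigma b}$; it commutes with $\partial$, preserves $\mathcal K(\mathbb C)$ and $\mathcal K(\mathfrak g)$, and descends to $\mathcal P$ and $\mathcal P\otimes\mathfrak g$. By \eqref{eq:Phirel}, $\sigma\Phi_b\sigma^{-1}=\Phi_{\sigma b}$, so $\sigma S=-S\sigma$. Define $\iota=\sigma$ on $\mathcal V$ and $\mathcal P$, and $\iota=-\sigma$ on $\mathcal M(\mathfrak g)$ and $\mathcal P\otimes\mathfrak g$. Then $S$ commutes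 with $\iota$. The eigenvalue $\pm1$ of $\iota$ is called \emph{parity}, and $\bar S$ splits into maps $\mathcal A_N^\pm\to\mathcal B_N^\pm$ of free modules.

\section{The first cases}\label{sec:first}

\begin{proposition}\label{prop:spin1}
Proposition~\ref{prop:count} holds for $N=2$.
\end{proposition}

\begin{proof}
The space $\mathcal A_2/\nu=\mathcal P_2^{\mathfrak h}$ has the basis $e_\alpha e_{-\alpha}$, $\alpha\in\Delta_+$. We have $\sigma e_\alpha=ce_{-\alpha}$ and $\sigma e_{-\alpha}=c^{-1}e_\alpha$ for some $c\ne0$, so these elements have parity $+$ and $\mathcal A_2=\mathcal A_2^+$. The space $(\mathcal P_1\otimes\mathfrak g)^{\mathfrak h}$ has the basis $e_{-\alpha}\otimes e_\alpha$, $\alpha\in\Delta$, with $\iota(e_{-\alpha}\otimes e_\alpha)=-e_\alpha\otimes e_{-\alpha}$. Its part of parity $+$ has the basis $r_\alpha=e_{-\alpha}\otimes e_\alpha-e_\alpha\otimes e_{-\alpha}$, $\alpha\in\Delta_+$. By \eqref{eq:S0} and the definition of $D$,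
\[
S_0(e_\alpha e_{-\alpha})=\alpha(x)\,r_\alpha,\qquad Dy=[A,y]=-\sum_{\alpha\in\Delta_+}\alpha(y)\,r_\alpha\quad(y\in\mathfrak h).
\]
Since $(\mathcal P_0\otimes\mathfrak g)^{\mathfrak h}=\mathfrak h$, the space $\mathcal B_2^+/\nu$ is the span of the $r_\alpha$ modulo $D\mathfrak h$, of dimension $|\Delta_+|-\ell$. For regular $x$ the map $\bar S_0:\mathcal A_2/\nu\to\mathcal B_2^+/\nu$ is onto, and its kernel consists of the elements
\[
P_y=\sum_{\alpha\in\Delta_+}\frac{\alpha(y)}{\alpha(x)}\,e_\alpha e_{-\alpha},\qquad S_0P_y=-Dy\qquad(y\in\mathfrak h).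
\]
It has dimension $\ell$. Lemma~\ref{lem:O}(c) with $\psi=0$ finishes the proof.
\end{proof}

For $y=x$ we get $P_x=\frac12(A,A)$, the image in $\mathcal P$ of the rescaled Sugawara vector $\frac12\sum_iJ_i[-1]J^i[-1]|0\rangle$.

The proof shows both halves of the general argument. Classical integrals are pairs $(P,Q)$ with $S_0P=DQ$, and they are parametrized by $Q$, which here runs through $\mathfrak h$. As for quantization, let $p\in\mathcal A_N$ lift an element of $\ker\bar S_0$, so that $\bar Sp=\nu r$. We can change $p$ by a multiple of $\nu$ to make $\bar Sp$ divisible by $\nu^2$ exactly when $r_0\in\operatorname{im}\bar S_0$. The obstruction thus lies in $\operatorname{coker}\bar S_0$. For $N=2$ this cokernel is not zero, since it contains the part of parity $-$, but the obstruction has the parity of $p$.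

The next case provides the integral of motion used in Section~\ref{sec:sl2}. For $\mathfrak g=\mathfrak{sl}_2$ take the standard basis $e,h,f$ with $(e,f)=1$, $\sigma e=-f$, $\sigma f=-e$. Denote by $u$ and $w$ the generators $f$ and $e$ of $\mathcal P$, so that
\[
\mathcal P=\mathbb C[u^{(i)},w^{(j)}],\qquad A=u\,e+w\,f,\qquad\sigma u=-w,\quad\sigma w=-u,
\]
and $u$, $w$ have $h$-eigenvalues $-2$, $2$. We omit tensor signs.

\begin{proposition}\label{prop:H}
Let $\mathfrak g=\mathfrak{sl}_2$. Proposition~\ref{prop:count} holds for $N=3$, and there is $H\in\mathcal K(\mathbb C)_3$ with $\sigma H=-H$, $SH\in\partial\mathcal M(\mathfrak g)$, and image $\frac12(u'w-uw')$ in $\mathcal P$.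
\end{proposition}

\begin{proof}
The space $\mathcal A_3/\nu=\langle u'w,uw'\rangle/\langle(uw)'\rangle$ is spanned by $uw'$, and $\sigma(uw')=u'w\equiv-uw'$. So $\mathcal A_3=\mathcal A_3^-$ has rank $1$. The space $\mathcal B_3/\nu$ is $\langle uw\,h,\,u'e,\,w'f\rangle$ modulo $D(ue)=u'e-uw\,h$ and $D(wf)=w'f+uw\,h$. It is spanned by $uw\,h$, and $\iota(uw\,h)=uw\,h$. So $\mathcal B_3^-=0$ and $\bar S=0$ on $\mathcal A_3$. Take $H'\in\mathcal K(\mathbb C)_3$ whose class reduces to $-uw'$, and put $H=\frac12(H'-\sigma H')$. It has the same class in $\mathcal A_3$, and $\frac12(u'w-uw')$ is the only $\sigma$-odd element of $\mathcal P_3^{\mathfrak h}$ congruent to $-uw'$.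
\end{proof}

In higher degrees we do not show that $\bar S_0$ is onto the part of the right parity. Instead we embed that part of the cokernel into a space that can be controlled.

\section{The classical complex}\label{sec:classical}

The components $P\mapsto(S_0P,b)$, $b\in\mathfrak g$, are derivations of $\mathcal P$ that lower the degree by $1$. We show that they extend to an action of $\mathfrak n=t\mathfrak g[t]$, which is generated by $\mathfrak gt$. Then $S_0$ becomes the first differential of a Chevalley--Eilenberg complex, and $D$ becomes a chain map.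

\subsection{The action of $\mathfrak n$}
For $f$ in $\mathfrak g[t,t^{-1}]$, possibly with coefficients, let $f_+$ and $f_{\le0}$ be the parts with positive and nonpositive powers of $t$, and $f_n$ the coefficient of $t^n$. Put $A^{(m)}=\partial^mA$ and $A(z)=\sum_mA^{(m)}z^m/m!$, so that $a^{(m)}=(a,A^{(m)})$ for $a\in\mathfrak g_\perp$; thus $\mathcal P$ is the ring of functions on the space of series $A(z)\in\mathfrak g_\perp[[z]]$. Let
\[
\mathcal L=\partial_z+A(z)+x/t .
\]
For $\xi\in\mathfrak n$ let $\varepsilon^\xi\in(\mathcal P\otimes\mathfrak g[t,t^{-1}])[[z]]$ be the unique solution of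
\[
[\mathcal L,\varepsilon^\xi]=\partial_z\varepsilon^\xi+[A(z)+x/t,\varepsilon^\xi]=0,\qquad\varepsilon^\xi|_{z=0}=\xi .
\]
The expression $[\mathcal L,\varepsilon^\xi_+]=-[\mathcal L,\varepsilon^\xi_{\le0}]$ contains only powers $t^{\ge0}$ by its first form and only powers $t^{\le0}$ by its second, so it equals its $t^0$-term $[x,\varepsilon^\xi_1]$, which takes values in $\mathfrak g_\perp$. It is therefore an infinitesimal change of $A(z)$, and we define the derivation $\rho(\xi)$ of $\mathcal P$ by
\[
\rho(\xi)A(z)=[x,\varepsilon_1^\xi(z)],\qquad\text{that is,}\qquad\rho(\xi)\mathcal L=[\mathcal L,\varepsilon_+^\xi],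
\]
where $\rho(\xi)$ acts on coefficients. Extend $\iota$ to the automorphism $\iota(bt^n)=(-1)^n\sigma(b)t^n$ of $\mathfrak g[t,t^{-1}]$.

\begin{lemma}\label{lem:rho}
$\rho$ is a representation of $\mathfrak n$, the derivation $\rho(bt^n)$ lowers the degree by $n$, and
\begin{gather}
\rho(bt)A=[x,b],\qquad\rho(bt)A'=-[x,[A,b]],\qquad\rho(bt)P=-(S_0P,b)\quad(P\in\mathcal P),\label{eq:rho1}\\
\rho(bt^n)A^{(m)}=0\quad(m<n-1),\qquad\rho(bt^n)A^{(n-1)}=[x,(-\operatorname{ad}x)^{n-1}b].\label{eq:rhon}
\end{gather}
Moreover $\sigma\rho(\xi)\sigma^{-1}=\rho(\iota\xi)$, and $\rho(bt^n)$ raises the weight by $\alpha$ if $b$ has weight $\alpha$.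
\end{lemma}

\begin{proof}
Let $\varepsilon=\varepsilon^\xi$, $\zeta=\varepsilon^{\xi'}$, $\omega=\varepsilon^{[\xi,\xi']}$. By uniqueness of solutions, $[\varepsilon,\zeta]=\omega$. Apply $\rho(\xi)$ to $[\mathcal L,\zeta]=0$. Since $[[\mathcal L,\varepsilon_+],\zeta]=[\mathcal L,[\varepsilon_+,\zeta]]$, we get $[\mathcal L,\rho(\xi)\zeta+[\varepsilon_+,\zeta]]=0$. At $z=0$ the second entry equals $[\xi,\xi']$, so $\rho(\xi)\zeta=\omega-[\varepsilon_+,\zeta]$. In the same way $\rho(\xi')\varepsilon=-\omega+[\varepsilon,\zeta_+]$. Hence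
\[
[\rho(\xi),\rho(\xi')]A(z)=\bigl[x,(2\omega-[\varepsilon_+,\zeta]-[\varepsilon,\zeta_+])_1\bigr].
\]
Now $[\varepsilon_+,\zeta]+[\varepsilon,\zeta_+]=[\varepsilon,\zeta]+[\varepsilon_+,\zeta_+]-[\varepsilon_{\le0},\zeta_{\le0}]$, and the last two brackets have no $t^1$-term. So the right side is $[x,\omega_1]=\rho([\xi,\xi'])A(z)$.

Give $z$ and $t$ degree $-1$. Then $\mathcal L$ is homogeneous of degree $1$, so the coefficient of $z^mt^j$ in $\varepsilon^{bt^n}$ has degree $m+j-n$ in $\mathcal P$, and $\rho(bt^n)A^{(m)}$ has degree $m+1-n$. It vanishes for $m<n-1$. For $m=n-1$ it is a constant and can be computed at $A(z)=0$, where $\varepsilon^{bt^n}=e^{-(z/t)\operatorname{ad}x}bt^n$. This gives \eqref{eq:rhon}.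

For $\xi=bt$ only powers $t^{\le1}$ occur, and $\varepsilon_1=b(z)$ solves $\partial_zb(z)=-[A(z),b(z)]$, $b(0)=b$. This gives the first two formulas in \eqref{eq:rho1}. For $c\in\mathcal P\otimes\mathfrak g$ and $c(z)=e^{z\partial}c$, invariance of the form gives $\partial_z(c(z),b(z))=((Dc)(z),b(z))$. Hence $\rho(bt)a^{(m)}=\partial_z^m([a,x],b(z))|_{z=0}=(D^m[a,x],b)$, and \eqref{eq:S0} gives the third formula. Finally, $\sigma\rho(bt)\sigma^{-1}P=-(\sigma S_0\sigma^{-1}P,\sigma b)=(S_0P,\sigma b)=\rho(\iota(bt))P$, and the statement on weights holds for $n=1$ because $S_0$ preserves weights. Both statements extend from the generators $\mathfrak gt$ to $\mathfrak n$.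
\end{proof}

Let $C^j=\mathcal P\otimes\Lambda^j\mathfrak n^*$ with the Chevalley--Eilenberg differential $\delta$. It is the odd derivation of the algebra $C^\bullet$ with $(\delta P)(\xi)=\rho(\xi)P$ on $\mathcal P$ and $\delta=\delta_0$ on $\mathfrak n^*$; on $C^1$,
\begin{equation}\label{eq:delta1}
(\delta\varphi)(\xi,\xi')=\rho(\xi)\varphi(\xi')-\rho(\xi')\varphi(\xi)-\varphi([\xi,\xi']).
\end{equation}
The \emph{total degree} is the sum of the degree in $\mathcal P$ and the $t$-degree. Parity is defined by $(\iota c)(\xi_1,\dots,\xi_j)=\sigma\bigl(c(\iota\xi_1,\dots,\iota\xi_j)\bigr)$. By Lemma~\ref{lem:rho}, $\delta$ preserves total degree, parity and weight.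

\begin{lemma}\label{lem:coind}
\textup{(a)} $\mathcal P^{\mathfrak n}=\mathbb C$, and hence $\ker(S_0|_{\mathcal P})=\mathbb C$.

\textup{(b)} Let $\mathfrak a=t\mathfrak h[t]$. Then $H^j(C)\cong\Lambda^j\mathfrak a^*$, compatibly with total degree, parity and weight. Thus $H^j(C)$ has weight $0$, in total degree $N$ it has parity $(-1)^{N+j}$, and $\dim H^1(C)_N=\ell$ for $N\ge1$.
\end{lemma}

\begin{proof}
(a) Let $P\in\mathcal P^{\mathfrak n}$ be nonconstant, and let $m$ be maximal such that $P$ involves some $e_\alpha^{(m)}$. By \eqref{eq:rhon},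
\[
0=\rho(bt^{m+1})P=(-1)^m\sum_\alpha\frac{\partial P}{\partial e_\alpha^{(m)}}\,\bigl(e_\alpha,(\operatorname{ad}x)^{m+1}b\bigr).
\]
As $x$ is regular, $(\operatorname{ad}x)^{m+1}b$ runs through $\mathfrak g_\perp$, so all these partial derivatives vanish, a contradiction. By \eqref{eq:rho1}, $\ker S_0$ is the space of $\mathfrak gt$-invariants, which is $\mathcal P^{\mathfrak n}$.

(b) Let $\mathrm{ev}:\mathcal P\to\mathbb C$ be evaluation at $A(z)=0$. For $\zeta\in\mathfrak a$ we have $\varepsilon^\zeta=\zeta$ at $A(z)=0$, since $\zeta$ commutes with $x$; hence $\mathrm{ev}(\rho(\zeta)A(z))=0$ and $\mathrm{ev}\circ\rho(\zeta)=0$. Let $\mathcal Q=U(\mathfrak n)/\mathfrak aU(\mathfrak n)=\mathbb C\otimes_{U(\mathfrak a)}U(\mathfrak n)$, a graded right module, and let $\mathcal Q^*$ be its graded dual, a left module. The map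
\[
\Xi:\mathcal P\to\mathcal Q^*,\qquad\Xi(P)(g)=\mathrm{ev}(\rho(g)P)\quad(g\in U(\mathfrak n)),
\]
is well defined, graded and $\mathfrak n$-linear. Its kernel is a graded submodule contained in $\ker\mathrm{ev}$. An element of lowest degree in it is $\mathfrak n$-invariant, so constant by (a), so zero. By the PBW theorem $\mathcal Q$ has the graded dimension of $S(t\mathfrak g_\perp[t])$, a polynomial ring with $|\Delta|$ generators in each positive degree, like $\mathcal P$. So $\Xi$ is an isomorphism.

The rest is Shapiro's lemma, in a form that exhibits the isomorphism. Let $\mathsf K(\mathfrak n)=U(\mathfrak n)\otimes\Lambda^\bullet\mathfrak n$ be the standard free resolution of $\mathbb C$. Then $C^\bullet$ is the graded dual of $\mathcal Q\otimes_{U(\mathfrak n)}\mathsf K(\mathfrak n)=\mathbb C\otimes_{U(\mathfrak a)}\mathsf K(\mathfrak n)$. The inclusion $\mathsf K(\mathfrak a)\subset\mathsf K(\mathfrak n)$ is a map of free resolutions of $\mathbb C$ over $U(\mathfrak a)$, so it induces a quasi-isomorphism after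 applying $\mathbb C\otimes_{U(\mathfrak a)}-$. As $\mathfrak a$ is abelian, $\mathbb C\otimes_{U(\mathfrak a)}\mathsf K(\mathfrak a)=\Lambda^\bullet\mathfrak a$ with zero differential. Dually, $c\mapsto\mathrm{ev}\circ c|_{\Lambda^j\mathfrak a}$ induces $H^j(C)\cong\Lambda^j\mathfrak a^*$, and this map respects total degree, weight and $\iota$. Finally $\iota(yt^s)=(-1)^{s+1}yt^s$ for $y\in\mathfrak h$.
\end{proof}

\subsection{Chain maps from derivations}
The derivation $\partial$ does not commute with $\rho$, but it normalizes the action up to $\mathcal P$-linear combinations. The following lemma turns such a derivation into a chain map. We extend $\rho$ and cochains $\mathcal P$-linearly to $\mathcal P\otimes\mathfrak n$.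

\begin{lemma}\label{lem:hat}
Let $\eta$ be a derivation of $\mathcal P$ and $\Theta\in\mathcal P\otimes\mathfrak g[t^{-1}]$. Suppose that for all $\xi\in\mathfrak gt$
\[
\textup{(1)}\quad[\eta,\rho(\xi)]=\rho([\Theta,\xi]_+),\qquad\qquad\textup{(2)}\quad\rho(\xi)\Theta=[\Theta,\xi]_{\le0}.
\]
Then \textup{(1)} and \textup{(2)} hold for all $\xi\in\mathfrak n$, and the even derivation $\hat\eta$ of $C^\bullet$ given by
\[
(\hat\eta c)(\xi_1,\dots,\xi_j)=\eta\bigl(c(\xi_1,\dots,\xi_j)\bigr)-\sum_ic(\xi_1,\dots,[\Theta,\xi_i]_+,\dots,\xi_j)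
\]
commutes with $\delta$.
\end{lemma}

\begin{proof}
Let (1), (2) hold for $\xi$ and $\xi'$. Then
\[
\rho([\xi,\xi'])\Theta=[[\Theta,\xi]_{\le0},\xi']_{\le0}+[\xi,[\Theta,\xi']_{\le0}]_{\le0}=[\Theta,[\xi,\xi']]_{\le0},
\]
because the brackets $[[\Theta,\xi]_+,\xi']$ and $[\xi,[\Theta,\xi']_+]$ have only positive powers of $t$ and can be added. Next, (2) and the Jacobi identity give
\begin{equation}\label{eq:jac}
[[\Theta,\xi]_+,\xi']+[\rho(\xi)\Theta,\xi']_++[\xi,[\Theta,\xi']_+]-[\rho(\xi')\Theta,\xi]_+=[\Theta,[\xi,\xi']]_+,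
\end{equation}
since the first two terms add up to $[[\Theta,\xi],\xi']_+$ and the last two to $[\xi,[\Theta,\xi']]_+$. Using $[f\rho(\zeta),\rho(\xi')]=f\rho([\zeta,\xi'])-\rho(\xi')(f)\,\rho(\zeta)$ for $f\in\mathcal P$, we see that
\[
[\eta,\rho([\xi,\xi'])]=[\rho([\Theta,\xi]_+),\rho(\xi')]+[\rho(\xi),\rho([\Theta,\xi']_+)]
\]
is $\rho$ of the left side of \eqref{eq:jac}. So (1), (2) hold for $[\xi,\xi']$, and by induction on all of $\mathfrak n$.

The commutator $[\hat\eta,\delta]$ is an odd derivation, so it suffices to test it on $\mathcal P$ and $\mathfrak n^*$. On $\mathcal P$ its vanishing is (1). For $\varphi\in\mathfrak n^*$, by \eqref{eq:delta1},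
\begin{align*}
(\hat\eta\delta\varphi)(\xi,\xi')&=\varphi\bigl([[\Theta,\xi]_+,\xi']+[\xi,[\Theta,\xi']_+]\bigr),\\
(\delta\hat\eta\varphi)(\xi,\xi')&=\varphi\bigl(-[\rho(\xi)\Theta,\xi']_++[\rho(\xi')\Theta,\xi]_++[\Theta,[\xi,\xi']]_+\bigr),
\end{align*}
and these agree by \eqref{eq:jac}.
\end{proof}

Condition (1) is usually checked as follows. Write $\Theta=\sum_j\Theta_jt^{-j}$, so that $[\Theta,bt]_+=[\Theta_0,b]t$. If
\begin{equation}\label{eq:check}
S_0\,\eta=(\eta+\operatorname{ad}\Theta_0)\,S_0,
\end{equation}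
then by \eqref{eq:rho1}, $[\eta,\rho(bt)]P=-\eta(S_0P,b)+(S_0\eta P,b)=([\Theta_0,S_0P],b)=-(S_0P,[\Theta_0,b])=\rho([\Theta_0,b]t)P$.

Take $\eta=\partial$ and $\Theta=A+x/t$. Then \eqref{eq:check} is $S_0\partial=DS_0$, and (2) is $\rho(bt)A=[x,b]$. We denote the resulting chain map by $\hat D$. It raises the total degree by $1$ and preserves weight. It preserves parity, because $\partial$ commutes with $\sigma$ and $A+x/t$ is fixed by $\sigma\otimes\iota$.

\subsection{The complex $F$ and symbols}
The target of $S_0$ is $\mathcal P\otimes\mathfrak g$, not all of $C^1$, so we divide $C$ by an acyclic subcomplex. Let $\mathcal N^1=\{\varphi\in C^1:\varphi|_{\mathfrak gt}=0\}$, $\mathcal N^2=\delta\mathcal N^1$, and $\mathcal N^j=0$ otherwise. By \eqref{eq:delta1} a cocycle vanishing on the generators $\mathfrak gt$ vanishes, so $\delta$ is injective on $\mathcal N^1$ and $\mathcal N$ is acyclic. It is stable under $\iota$, $\mathfrak h$, and every $\hat\eta$, since $[\Theta,\mathfrak gt]_+\subset\mathcal P\otimes\mathfrak gt$.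 Let $F=C/\mathcal N$, so that $H^\bullet(F)=H^\bullet(C)$ and
\[
F^0=\mathcal P,\qquad F^1=\mathcal P\otimes(\mathfrak gt)^*,\qquad F^2=C^2/\delta\mathcal N^1,\qquad F^j=C^j\ (j\ge3).
\]
Identify $\mathfrak g$ with $(\mathfrak gt)^*$ by $y\mapsto(bt\mapsto(y,b))$. Then $F^1=\mathcal P\otimes\mathfrak g$, with $F^1_N=\mathcal P_{N-1}\otimes\mathfrak g$ in total degree $N$, and the two definitions of $\iota$ agree. On $F^0$ we have $\delta=-S_0$ by \eqref{eq:rho1}, and on $F^1$ we have $\hat\eta=\eta+\operatorname{ad}\Theta_0$; in particular $\hat D=D$ there. Put $\mathcal Z=\ker(\delta:F^2\to F^3)$.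

The space $F^2$ is large, but a cocycle in it is determined by a small piece. Filter by the degree in $\mathcal P$: let $\mathrm{Fil}_mC^j=\mathcal P_{\le m}\otimes\Lambda^j\mathfrak n^*$, and let $\mathrm{Fil}_mF^j$ be its image. The terms of $\delta$ that involve $\rho$ lower this degree, so $\delta$ induces $1\otimes\delta_0$ on $\operatorname{gr}C$. Since $[\mathfrak n,\mathfrak n]=t^2\mathfrak g[t]$, the map $\delta_0$ is injective on $(t^2\mathfrak g[t])^*$ and zero on $(\mathfrak gt)^*$. Hence $\mathrm{Fil}_mC^2\cap\delta\mathcal N^1=\delta(\mathrm{Fil}_m\mathcal N^1)$, and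
\[
\operatorname{gr}_mF^2=\mathcal P_m\otimes\bar\Lambda^2,\qquad\bar\Lambda^2=\Lambda^2\mathfrak n^*/\delta_0\mathfrak n^*,\qquad\ker\bigl(\delta_0:\bar\Lambda^2\to\Lambda^3\mathfrak n^*\bigr)=H^2(\mathfrak n).
\]
By Lemma~\ref{lem:GL}(ii) we obtain the following fact.
\begin{itemize}
\item[($*$)] If $\Psi\in\mathrm{Fil}_mF^2$ has total degree $N$, $\delta\Psi\in\mathrm{Fil}_{m-1}F^3$ and $N-m\neq d_2$, then $\Psi\in\mathrm{Fil}_{m-1}F^2$.
\end{itemize}
Applied repeatedly to $Z\in\mathcal Z_N$, it shows that $\mathcal Z_N\subset\mathrm{Fil}_{N-d_2}$ and $\mathcal Z_N\cap\mathrm{Fil}_{N-d_2-1}=0$. So taking the class in $\operatorname{gr}_{N-d_2}$ is an injective map, the \emph{symbol},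
\[
\operatorname{symb}:\mathcal Z_N\hookrightarrow\mathcal P_{N-d_2}\otimes H^2(\mathfrak n),
\]
which preserves weight. Suppose that in Lemma~\ref{lem:hat} the derivation $\eta$ raises the degree by $r$ and $\Theta_j$ has degree $r-j$. Then $\hat\eta$ raises the total degree by $r$, maps $\mathrm{Fil}_m$ to $\mathrm{Fil}_{m+r}$, and induces $\eta+\Theta_0$ on $\operatorname{gr}F$, with $\Theta_0$ acting through the coadjoint action of $\mathfrak g$. Therefore
\begin{equation}\label{eq:symb}
\operatorname{symb}(\hat\eta Z)=(\eta+\Theta_0)\operatorname{symb}Z,\qquad\text{in particular}\qquad\operatorname{symb}(\hat DZ)=D\operatorname{symb}Z .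
\end{equation}

\begin{lemma}\label{lem:lift}
If $Z\in\mathcal Z$ and $\operatorname{symb}Z\in D(\mathcal P\otimes H^2(\mathfrak n))$, then $Z\in\hat D\mathcal Z$.
\end{lemma}

\begin{proof}
Let $Z\in\mathcal Z_N$, $m=N-d_2$, and $\operatorname{symb}Z=D\kappa$ with $\kappa\in\mathcal P_{m-1}\otimes H^2(\mathfrak n)$. We must lift $\kappa$ to a cocycle. The obstructions lie in $\mathcal P\otimes H^3(\mathfrak n)$, and the existence of $Z$ shows that $D$ kills them. Precisely, we construct $\kappa_q\in\mathrm{Fil}_{m-1}F^2$, $q\ge1$, of total degree $N-1$, with class $\kappa$ in $\operatorname{gr}_{m-1}$ and with $\delta\kappa_q\in\mathrm{Fil}_{m-1-q}$.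

For $q=1$ any lift works, since $\delta_0\kappa=0$. Given $\kappa_q$, put $\Psi=Z-\hat D\kappa_q$. Then $\Psi\in\mathrm{Fil}_{m-1}$, because $Z$ and $\hat D\kappa_q$ both have class $D\kappa$ in $\operatorname{gr}_m$, and $\delta\Psi=-\hat D\delta\kappa_q\in\mathrm{Fil}_{m-q}$. By ($*$), applied at the levels $m-1,\dots,m-q+1$, we get $\Psi\in\mathrm{Fil}_{m-q}$. Let $\psi$ be the class of $\Psi$ in $\operatorname{gr}_{m-q}F^2$ and $c$ the class of $\delta\kappa_q$ in $\operatorname{gr}_{m-1-q}F^3$. Then $\delta_0c=0$ and $Dc=-\delta_0\psi$. As $\delta_0$ is $\mathfrak g$-equivariant, $D$ acts on $\mathcal P\otimes H^3(\mathfrak n)$ and kills the class of $c$. By Lemmas~\ref{lem:GL}(i) and \ref{lem:Dinj} this class is zero, so $c=\delta_0\mu$ with $\mu\in\mathcal P_{m-1-q}\otimes\bar\Lambda^2$ of total degree $N-1$. Subtract a lift of $\mu$ from $\kappa_q$ to get $\kappa_{q+1}$.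

For $q\ge m$ we have $\delta\kappa_q=0$. Then $\hat D\kappa_q$ and $Z$ have the same symbol by \eqref{eq:symb}, so $Z=\hat D\kappa_q$.
\end{proof}

\subsection{Kernel and cokernel of the classical map}

Both parts of the next proposition use the same observation. The map $\hat D$ preserves parity and shifts the degree by one, while by Lemma~\ref{lem:coind}(b) the parity of $H^j(F)_N$ alternates with $N$.

\begin{proposition}\label{prop:classical}
Let $N\ge1$.

\textup{(a)} The space $\{P\in\mathcal P_N:S_0P\in DF^1\}/\partial\mathcal P_{N-1}$ is isomorphic to $H^1(F)_{N-1}$. It has dimension $\ell$ for $N\ge2$, weight $0$ and parity $(-1)^N$.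

\textup{(b)} If $R\in F^1_N$ has parity $(-1)^N$ and $\operatorname{symb}(\delta R)\in D(\mathcal P\otimes H^2(\mathfrak n))$, then $R\in S_0\mathcal P+DF^1$.
\end{proposition}

\begin{proof}
(a) Let $\delta P=DQ$ with $Q\in F^1_{N-1}$, which is unique by Lemma~\ref{lem:Dinj}. Then $\hat D\delta Q=\delta\delta P=0$, so $D\operatorname{symb}(\delta Q)=0$. By Lemmas~\ref{lem:GL}(i) and \ref{lem:Dinj} the symbol vanishes, so $\delta Q=0$. Send $P$ to $[Q]\in H^1(F)_{N-1}$. If $P=\partial P'$, then $Q=\delta P'$, so the map is defined on the quotient. If $Q=\delta P'$, then $P-\partial P'\in\mathcal P^{\mathfrak n}=\mathbb C$ has degree $N\ge1$ and vanishes, so the map is injective. Every class in $H^1(F)_{N-1}$ has a representative $Q$ of parity $(-1)^N$. Then $DQ$ is a cocycle of degree $N$ and parity $(-1)^N$, while $H^1(F)_N$ has parity $(-1)^{N+1}$. So $DQ=\delta P$, and the map is onto. It respects weight and parity.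

(b) By Lemma~\ref{lem:lift}, $\delta R=\hat DZ'$ with $Z'\in\mathcal Z_{N-1}$, and we may replace $Z'$ by its component of parity $(-1)^N$. Since $H^2(F)_{N-1}$ has parity $(-1)^{N+1}$, we have $Z'=\delta R'$ with $R'$ of parity $(-1)^N$. Then $R-DR'$ is a cocycle of degree $N$ and parity $(-1)^N$, hence equal to $\delta P=-S_0P$ for some $P$.
\end{proof}

In Proposition~\ref{prop:spin1}, the cocycle attached to $P_y$ is $Q=y$. All maps above preserve weights and $\mathfrak h$ acts diagonalizably, so we may project the statements to weight $0$. Put $\epsilon=(-1)^N$. By (a) and Lemma~\ref{lem:O}(a), for $N\ge2$: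
\begin{equation}\label{eq:upper}
\bar S_0\text{ and }\bar S_K\text{ are injective on }\mathcal A_N^{-\epsilon},\qquad\dim_K\ker\bigl(\bar S_K|_{\mathcal A_N^\epsilon}\bigr)\le\dim\ker\bigl(\bar S_0|_{\mathcal A_N^\epsilon}\bigr)=\ell .
\end{equation}
It remains to prove equality in the last inequality. Part (b) says that $R\mapsto\operatorname{symb}(\delta R)$ embeds the cokernel of $\bar S_0$ on parity $\epsilon$ into $(\mathcal P\otimes H^2(\mathfrak n))/D$.

\section{Quantization in rank at least two}\label{sec:higher}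

Let $\ell\ge2$, so $H^2(\mathfrak n)=X$ and $X^{\mathfrak g}=0$. In view of Lemma~\ref{lem:O}(c), we look for a map $S^X:\mathcal M(\mathfrak g)\to\mathcal M(X)$ with $S^XS=0$ whose classical limit is $R\mapsto-\operatorname{symb}(\delta R)$. Like $S$, it will be the residue of a field from the adjoint representation, and $S^XS=0$ will come from an anticommutation relation between the two fields.

For $a\in\mathfrak g$ write $a'=\operatorname{ad}a\otimes1$ and $a''=1\otimes\operatorname{ad}a$ on $\mathfrak g\otimes\mathfrak g$, and let $\Omega=\sum_iJ_i'\,J^{i\,\prime\prime}$; it commutes with $a'+a''$. Let $\pi:\mathfrak g\otimes\mathfrak g\to X=X_2^*$ be the skew-symmetric $\mathfrak g$-map, written $\pi(b\wedge c)$ on $b\otimes c$, obtained by restricting to $X_2$ the functional $y\wedge y'\mapsto(b,y)(c,y')-(b,y')(c,y)$. The functional attached to $\Omega(b\otimes c)$ is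
\[
y\wedge y'\mapsto([b,y],[c,y'])-([b,y'],[c,y])=\bigl(b,[y,[c,y']]-[y',[c,y]]\bigr)=([b,c],[y,y'])
\]
by the Jacobi identity. It vanishes on $X_2$, so
\begin{equation}\label{eq:piOmega}
\pi\circ\Omega=0 .
\end{equation}

\begin{lemma}\label{lem:nosing}
Let $\dim E<\infty$. A vector of $\mathcal M(E)_K$ of degree $m\ge1$ killed by all $a_n$, $n\ge1$, is zero.
\end{lemma}

\begin{proof}
We may take $E$ simple, with Casimir eigenvalue $c_E\in\mathbb Q$. The vectors in question form a $\mathfrak g$-submodule of the degree-$m$ part, on which $\mathrm{Cas}$ is diagonalizable with rational eigenvalues. For an eigenvector with eigenvalue $c$, \eqref{eq:sug} gives $\frac\nu2c=\frac\nu2c_E+m$, which is impossible in $K$.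
\end{proof}

\begin{lemma}\label{lem:Y}
There are $O$-linear maps $\mathcal Y_b(z):\mathcal M(\mathfrak g)\to\mathcal M(X)((z))$, linear in $b\in\mathfrak g$, whose $z^m$-coefficient raises the degree by $m$, such that:
\begin{itemize}
\item[\textup{(a)}] $[a_n,\mathcal Y_b(z)]=z^n\mathcal Y_{[a,b]}(z)$ for all $n\in\mathbb Z$;
\item[\textup{(b)}] $\mathcal Y_b(z)v_c=f(b,c;z)=\sum_{m\ge0}f_m(b\otimes c)z^m$ with $f_0=\pi$;
\item[\textup{(c)}] $[\partial,\mathcal Y_b(z)]=\partial_z\mathcal Y_b(z)$;
\item[\textup{(d)}] $f(b,c;z)=-e^{z\partial}f(c,b;-z)$;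
\item[\textup{(e)}] modulo $\nu$, $\mathcal Y_b(z)(P\otimes c)=P\,\pi(e^{zD}b\wedge c)$, with $\pi$ extended $\mathcal R$-linearly.
\end{itemize}
\end{lemma}

By (a) and (b) the $f_m$ must be $\mathfrak g$-equivariant and satisfy
\begin{equation}\label{eq:fm}
a_nf_m(\tau)=f_{m-n}(a'\tau)\qquad(n\ge1,\ \tau\in\mathfrak g\otimes\mathfrak g,\ f_{<0}=0).
\end{equation}
This forces a recursion. On $\mathfrak g\otimes\mathfrak g$ the Casimir element acts by $4h^\vee+2\Omega$, so on $X$ it acts by $4h^\vee$ by \eqref{eq:piOmega}. Applying \eqref{eq:sug} to $f_m(\tau)$ gives $(2\nu h^\vee+m)f_m(\tau)=\nu f_m((2h^\vee+\Omega)\tau)+g_m(\tau)$, with $g_m$ as in \eqref{eq:rec} below. We take this recursion as the definition.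

\begin{proof}
Put $f_0=\pi$ and define $f_m:\mathfrak g\otimes\mathfrak g\to\mathcal M(X)_m$ for $m\ge1$, extended $O$-linearly, by
\begin{equation}\label{eq:rec}
mf_m(\tau)-\nu f_m(\Omega\tau)=g_m(\tau):=\sum_i\sum_{j=1}^mJ_i[-j]\,f_{m-j}(J^{i\,\prime}\tau).
\end{equation}
This is possible because $m-\nu\Omega$ is invertible over $O$. By \eqref{eq:piOmega}, \eqref{eq:rec} also holds for $m=0$ with $g_0=0$. By induction the $f_m$ are $\mathfrak g$-equivariant.

We prove \eqref{eq:fm} by induction on $m$. For $m<n$ both sides vanish by degree. Let $1\le n\le m$, and compute $a_ng_m(\tau)$ with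
\[
a_nJ_i[-j]=J_i[-j]a_n+[a,J_i][n-j]+(1-\nu h^\vee)\,n\,\delta_{nj}\,(a,J_i).
\]
Write $\phi=f_{m-n}$.
\begin{itemize}
\item The terms $J_i[-j]a_n$ give $\sum J_i[-j]f_{m-n-j}(a'J^{i\,\prime}\tau)$. By $\sum_i[a,J_i]\otimes J^i=-\sum_iJ_i\otimes[a,J^i]$, the terms $[a,J_i][n-j]$ with $j>n$ give $-\sum J_i[-j]f_{m-n-j}((a'J^{i\,\prime}-J^{i\,\prime}a')\tau)$ after shifting $j$ by $n$. The sum is $g_{m-n}(a'\tau)$.
\item Each $j$ with $1\le j<n$ gives $\nu\phi(\sum_i[a,J_i]'J^{i\,\prime}\tau)=\nu h^\vee\phi(a'\tau)$. Indeed, in $U(\mathfrak g)$ we have $\sum_i([a,J_i]J^i+J^i[a,J_i])=[a,\mathrm{Cas}]=0$, so $\sum_i[a,J_i]J^i=\frac12\sum_i[[a,J_i],J^i]=h^\vee a$.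
\item The bracket term with $j=n$ gives, by equivariance, $\nu\phi(\sum_i([a,J_i]'+[a,J_i]'')J^{i\,\prime}\tau)=\nu h^\vee\phi(a'\tau)+\nu\phi([a'',\Omega]\tau)$.
\item The central term gives $(1-\nu h^\vee)\,n\,\phi(a'\tau)$.
\end{itemize}
The multiples of $h^\vee$ cancel. Using $[a'',\Omega]=-[a',\Omega]$ and \eqref{eq:rec} for $m-n\ge0$, we get
\[
a_ng_m(\tau)=(m-n)\phi(a'\tau)-\nu\phi(\Omega a'\tau)+n\phi(a'\tau)-\nu\phi([a',\Omega]\tau)=m\phi(a'\tau)-\nu\phi(a'\Omega\tau).
\]
So the map $\tau\mapsto a_nf_m(\tau)-\phi(a'\tau)$ vanishes on the image of $m-\nu\Omega$, and hence everywhere.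

Make $\operatorname{Hom}_{\mathbb C}(\mathfrak g,\mathcal M(X)_K((z)))$ a $\hat{\mathfrak g}$-module of level $k$ by $(a_n\cdot\chi)(b)=a_n\chi(b)-z^n\chi([a,b])$. By \eqref{eq:fm} and equivariance, the map $c\mapsto f(\,\cdot\,,c;z)$ is $\mathfrak g$-linear and its image is killed by $a_n$, $n\ge1$. By the universal property of induction it extends to a $\hat{\mathfrak g}$-map $u\mapsto(b\mapsto\mathcal Y_b(z)u)$ on $\mathcal M(\mathfrak g)_K$; this is (a) and (b). The recursion
\begin{equation}\label{eq:Yb}
\mathcal Y_b(z)\,a[-n]u=a[-n]\,\mathcal Y_b(z)u-\nu z^{-n}\mathcal Y_{[a,b]}(z)u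
\end{equation}
shows that $\mathcal Y_b(z)$ is integral and homogeneous.

For (c) and (d) we use a uniqueness principle: if maps $y_m:\mathfrak g\otimes\mathfrak g\to\mathcal M(X)_{K,m}$ satisfy \eqref{eq:fm} and $y_0=0$, then all $y_m$ vanish, by induction on $m$ and Lemma~\ref{lem:nosing}.

(c) Let $\mathcal Y'_b=[\partial,\mathcal Y_b]-\partial_z\mathcal Y_b$. Since $[a_n,[\partial,\mathcal Y_b]]=nz^{n-1}\mathcal Y_{[a,b]}+z^n[\partial,\mathcal Y_{[a,b]}]$ and $[a_n,\partial_z\mathcal Y_b]=nz^{n-1}\mathcal Y_{[a,b]}+z^n\partial_z\mathcal Y_{[a,b]}$, the maps $\mathcal Y'_b$ satisfy (a). Write $\mathcal Y'_b(z)v_c=\sum_{m\ge0}y_m(b\otimes c)z^{m-1}$; the $y_m$ satisfy \eqref{eq:fm}. The only contribution of degree $0$ comes from $-\mathcal Y_b(z)\partial v_c=-\sum_i\mathcal Y_b(z)J_i[-1]v_{[J^i,c]}$, and by \eqref{eq:Yb} it is $\nu z^{-1}\pi\Omega(b\otimes c)=0$. So $\mathcal Y'_b$ vanishes on the $v_c$, and by (a) everywhere.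

(d) Let $\tilde f(b,c;z)=-e^{z\partial}f(c,b;-z)$ and $n\ge1$. By (V4), \eqref{eq:fm} and equivariance,
\[
a_n\tilde f(b,c;z)=-e^{z\partial}\Bigl(\sum_{j=0}^n\binom njz^j(-z)^{n-j}f([a,c],b;-z)+z^nf(c,[a,b];-z)\Bigr)=z^n\tilde f([a,b],c;z).
\]
The constant term of $\tilde f$ is $-\pi(c\wedge b)=f_0(b\otimes c)$. Apply the uniqueness principle to $f-\tilde f$.

(e) The series $\chi_b(z)=e^{zD}b\in(\mathcal R\otimes\mathfrak g)[[z]]$ satisfies $\partial_z\chi_b=e^{zD}\sum_iJ_i\otimes[J^i,b]=\sum_i(e^{z\partial}J_i)\,\chi_{[J^i,b]}$. Comparing coefficients of $z^{m-1}$, we see that $\pi(\chi_b(z)\wedge c)$ solves \eqref{eq:rec} at $\nu=0$. This gives (e) for $P=1$, and \eqref{eq:Yb} gives the general case.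
\end{proof}

\begin{lemma}\label{lem:SX}
The map $S^X=\nu^{-1}\operatorname{Res}_z\mathcal Y_x(z):\mathcal M(\mathfrak g)\to\mathcal M(X)$ is defined over $O$, commutes with $\partial$ and with all $h_n$, and satisfies $S^XS=0$. The map induced on $F^1=\mathcal P\otimes\mathfrak g$ by its reduction is $S_0^X(R)=-\operatorname{symb}(\delta R)$.
\end{lemma}

\begin{proof}
The reduction in Lemma~\ref{lem:Y}(e) has no pole, so $S^X$ is integral; (c) and (a) give the commutation statements. By (c), $e^{-w\partial}\mathcal Y_b(z)e^{w\partial}=e^{-w\partial_z}\mathcal Y_b(z)$. So on the vacuum, in $\mathcal M(X)[[z,w]]$,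
\[
\mathcal Y_b(z)\Phi_c(w)|0\rangle=e^{w\partial}f(b,c;z-w),\qquad\mathcal Y_c(w)\Phi_b(z)|0\rangle=e^{z\partial}f(c,b;w-z).
\]
By (d), with $z-w$ in place of $z$, the sum $\Sigma_{b,c}=\mathcal Y_b(z)\Phi_c(w)+\mathcal Y_c(w)\Phi_b(z)$ kills $|0\rangle$. By (a) and \eqref{eq:Phirel}, $[a_n,\Sigma_{b,c}]=z^n\Sigma_{[a,b],c}+w^n\Sigma_{b,[a,c]}$. By induction on the length of monomials, $\Sigma_{b,c}=0$ on $\mathcal V$ as a formal series in $z^{\pm1},w^{\pm1}$. For $b=c=x$, the coefficient of $z^{-1}w^{-1}$ is $2\nu^2S^XS$.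

From \eqref{eq:Yb}, (e) and $S^Xv_c=0$ we get $S^X_0(a^{(m)}P\otimes c)=a^{(m)}S_0^X(P\otimes c)+P\,\pi(D^m[x,a]\wedge c)$, so $S_0^X(P\otimes c)=\pi(S_0P\wedge c)$ by \eqref{eq:S0}. On the other hand, lift $R=P\otimes c$, $P\in\mathcal P_{N-1}$, to the cochain that is zero on $t^2\mathfrak g[t]$. By \eqref{eq:delta1} the part of its coboundary of highest degree $N-2$ in $\mathcal P$ is the functional
\[
yt\wedge y't\mapsto(c,y')\rho(yt)P-(c,y)\rho(y't)P=-(S_0P,y)(c,y')+(S_0P,y')(c,y).
\]
Its class in $\mathcal P\otimes H^2(\mathfrak n)$ is its restriction to $X_2$, which is $-\pi(S_0P\wedge c)$.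
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:count} for $\ell\ge2$]
Let $N\ge2$, $\epsilon=(-1)^N$, and $\Gamma=\mathcal K(X)_{N-2}/\partial\mathcal K(X)_{N-3}$. As $X^{\mathfrak g}=0$, Lemmas~\ref{lem:Dinj} and \ref{lem:O}(b) show that $\Gamma$ is free with reduction $(\mathcal P_{N-2}\otimes X)^{\mathfrak h}/D(\mathcal P_{N-3}\otimes X)^{\mathfrak h}$. By Lemma~\ref{lem:SX} we have a complex $\mathcal A_N^\epsilon\xrightarrow{\bar S}\mathcal B_N^\epsilon\xrightarrow{\bar S^X}\Gamma$. Its reduction is exact in the middle: if $R\in(F^1_N)^{\mathfrak h}$ has parity $\epsilon$ and $S_0^XR\in D(\mathcal P\otimes X)$, then $R\in S_0\mathcal P+DF^1$ by Proposition~\ref{prop:classical}(b), and we project to weight $0$ and parity $\epsilon$. Lemma~\ref{lem:O}(c) and \eqref{eq:upper} give $\dim_K\ker\bar S_K=\ell$.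
\end{proof}

\section{Quantization for $\mathfrak{sl}_2$}\label{sec:sl2}

For $\mathfrak g=\mathfrak{sl}_2$ the bracket $\Lambda^2\mathfrak g\to\mathfrak g$ is an isomorphism, so $X_2=0$ and the construction of Section~\ref{sec:higher} yields nothing; now $H^2(\mathfrak n)$ lies in $t$-degree $3$. We use instead the integral $H$ of Proposition~\ref{prop:H}. Its zero mode commutes with $S$, raises the degree by $2$, and reverses parity. It therefore carries a possible obstruction to the parity where $\bar S_0$ is injective and nothing can be obstructed. So the flow of $H$ kills the obstruction, and we show that it can do so only if the obstruction is zero. Rescaling $x$ rescales $S$, so we take $x=h/2$ and keep the notation of Section~\ref{sec:first}.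

\subsection{The flow of $H$}

For $P\in\mathcal R$ let $\delta P/\delta J_i=\sum_m(-\partial)^m\,\partial P/\partial J_i^{(m)}$ be the variational derivative.

\begin{lemma}\label{lem:flow}
The operator $\eta_\nu=\nu^{-1}H_{(0)}$ preserves every $\mathcal M(E)$, raises the degree by $2$, commutes with $\partial$ and all $h_n$, anticommutes with $\iota$, and satisfies $\eta_\nu S=S\eta_\nu$. Its reduction induces on $\mathcal P\otimes E$ the operator $\eta+B$, where
\[
B=u'e-w'f+uw\,h,
\]
and $\eta$ is the derivation of $\mathcal P$ that commutes with $\partial$ and satisfies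
\[
\eta(A)=DB,\qquad\text{that is,}\qquad\eta(u)=u''-2u^2w,\quad\eta(w)=-w''+2uw^2 .
\]
\end{lemma}

\begin{proof}
Integrality is Lemma~\ref{lem:int}(c), and commutation with $\partial$ is (V1). By (V2), $[h_n,H_{(0)}]=\sum_{j\ge0}\binom nj(h_jH)_{(n-j)}=0$, since $h_jH=0$ for $j\ge0$. Also $\sigma H_{(0)}\sigma^{-1}=(\sigma H)_{(0)}=-H_{(0)}$.

By \eqref{eq:Phi}, $SH=\sum_{n\ge0}(-1)^{n+1}\frac{\partial^n}{n!}\,\nu^{-1}H_{(n)}v_x$, and each $\nu^{-1}H_{(n)}v_x$ is integral. As $SH\in\partial\mathcal M(\mathfrak g)$, we get $\eta_\nu v_x=\partial Q$ with $Q\in\mathcal M(\mathfrak g)$. By (V2) and (V1),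
\[
\eta_\nu SP-S\eta_\nu P=\nu^{-1}\operatorname{Res}_ze^{z\partial}Y(P,-z)\,\partial Q=\nu^{-1}\operatorname{Res}_z\partial_z\bigl(e^{z\partial}Y(P,-z)Q\bigr)=0 .
\]

Let $\eta_0$ be the reduction of $\eta_\nu$ on $\mathcal R\otimes E$. By (V2), $[\eta_\nu,a[-n]]=(\eta_\nu a[-1]|0\rangle)_{(-n)}$, which reduces to multiplication by $\partial^{n-1}\eta_0(a)/(n-1)!$. So $\eta_0$ is a derivation of $\mathcal R$ commuting with $\partial$, and $\eta_0(P\otimes v)=\eta_0(P)\otimes v+P\,\eta_0(v)$. To find $\eta_0(v)$ for $v\in E$, let $[\ ]_-$ denote the polar part in $z$. We claim that for $P\in\mathcal V$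
\[
[Y(P,z)v]_-\equiv\nu\sum_{i,m}(-1)^mm!\Bigl[z^{-m-1}e^{z\partial}\frac{\partial P_0}{\partial J_i^{(m)}}\Bigr]_-\otimes J_iv\pmod{\nu^2}.
\]
Induct on the length of a monomial with \eqref{eq:Yrec}, taking $a=J_i$. On $v$ the second term of \eqref{eq:Yrec} is congruent to $(-1)^{n-1}\nu z^{-n}e^{z\partial}P_0\otimes J_iv$, which is the term where the new factor $J_i^{(n-1)}/(n-1)!$ is differentiated. The polar part of the first term depends only on $[Y(P,z)v]_-$ and gives the remaining terms of the Leibniz rule. Taking residues, $\eta_0(v)=\tilde Bv$ with $\tilde B=\sum_i(\delta H_0/\delta J_i)\otimes J_i$. Write $\tilde A=\sum_iJ_i\otimes J^i\in\mathcal R\otimes\mathfrak g$. Commutation of $\eta_0$ with $\partial+\tilde A$, evaluated on $v$, reads $\eta_0(\tilde A)v+\tilde B\tilde Av=(\partial\tilde B)v+\tilde A\tilde Bv$. Taking $E$ faithful, $\eta_0(\tilde A)=\partial\tilde B+[\tilde A,\tilde B]$.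

Since $\eta_\nu$ commutes with all $h[-n]$ and kills $|0\rangle$, the derivation $\eta_0$ kills the $h^{(m)}$ and descends to $\eta$ on $\mathcal P$, with $\eta(A)=DB$ for the image $B$ of $\tilde B$. The operators $\delta/\delta u$, $\delta/\delta w$ preserve the ideal generated by the $h^{(m)}$, so the coefficients of $e$ and $f$ in $B$ are computed from $\bar H=\frac12(u'w-uw')$: they are $\delta\bar H/\delta w=u'$ and $\delta\bar H/\delta u=-w'$. Write $B=u'e-w'f+\beta h$ with $\beta\in\mathcal P_2$. The $h$-component of $DB$ is $\beta'-uw'-u'w$, and it vanishes because $\eta(A)\in\mathcal P\otimes\mathfrak g_\perp$. So $\beta=uw$. The $e$- and $f$-components of $DB$ are $u''-2u^2w$ and $-w''+2uw^2$.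
\end{proof}

We apply Lemma~\ref{lem:hat} to $\eta$ and $\Theta=B-A/t-x/t^2$. Condition \eqref{eq:check} is the reduction of $\eta_\nu S=S\eta_\nu$. Since $[\Theta,bt]_{\le0}=-[A,b]-[x,b]/t$ and $\rho(bt)A=[x,b]$, condition (2) amounts to $\rho(bt)B=-[A,b]$. We have $[x,B]=u'e+w'f=A'$, so \eqref{eq:rho1} gives $[x,\rho(bt)B+[A,b]]=0$, which settles the $e$- and $f$-components. For $b=\beta_1e+\beta_2f+\beta_3h$ we have $[x,b]=\beta_1e-\beta_2f$, so $\rho(bt)(uw)=\beta_1w-\beta_2u$, and this is the $h$-coefficient of $-[A,b]$. Thus $\hat\eta$ is a chain map of $F$, equal to $\eta+\operatorname{ad}B$ on $F^1$, and \eqref{eq:symb} holds with $r=2$ and $\Theta_0=B$.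

\subsection{The flow is injective on obstructions}

\begin{lemma}\label{lem:inj}
Let $E$ be the $5$-dimensional irreducible module, $m\ge1$, and $\tau\in(\mathcal P_m\otimes E)^{\mathfrak h}$. If $(\eta+B)\tau\in D(\mathcal P\otimes E)$, then $\tau\in D(\mathcal P\otimes E)$.
\end{lemma}

\begin{proof}
Let $v_i$, $|i|\le2$, be a basis of $E$ with $hv_i=2iv_i$. A monomial with $p$ letters $u^{(\cdot)}$ and $q$ letters $w^{(\cdot)}$ has \emph{content} $(p,q)$ and order $p+q$; order is at most degree. In a vector of weight $0$ the coefficient of $v_i$ has $p-q=i$. Split $\eta+B=\eta^{(0)}+\eta^{(1)}+\eta^{(2)}$ by the increase of order: $\eta^{(0)}$ is the derivation $u\mapsto u''$, $w\mapsto-w''$; $\eta^{(1)}$ is the action of $u'e-w'f$; and $\eta^{(2)}$ is the sum of the derivation $u\mapsto-2u^2w$, $w\mapsto2uw^2$ and the action of $uw\,h$ (both derivations commute with $\partial$). Identify the part of $\mathcal P$ of content $(p,q)$ with polynomials in $\xi_1,\dots,\xi_p;\zeta_1,\dots,\zeta_q$ symmetric in each group,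 sending $\prod u^{(i_a)}\prod w^{(j_b)}$ to the symmetrization of $\prod\xi_a^{i_a}\prod\zeta_b^{j_b}$. Then $\partial$ and $\eta^{(0)}$ become multiplication by
\[
\mathsf s=\sum\xi_a+\sum\zeta_b,\qquad\mathsf q=\sum\xi_a^2-\sum\zeta_b^2 .
\]
If $p+q\ge1$, then $\mathsf s$ divides $\mathsf q$ only for the contents $(1,0)$, $(0,1)$, $(1,1)$: the hyperplane $\mathsf s=0$ must be isotropic for the nondegenerate form $\mathsf q$, which forces $p+q\le2$, and $\xi_1^2+\xi_2^2$ does not vanish on $\xi_1+\xi_2=0$.

The identity $\eta(A)=\partial B+[A,B]$ says that $\eta+B$ commutes with $D$, so we may change $\tau$ by elements of $D(\mathcal P_{m-1}\otimes E)^{\mathfrak h}$. Suppose $\tau\notin D(\mathcal P\otimes E)$, and choose the representative $\tau=\tau_r+\tau_{r+1}+\cdots$ (components by order, $\tau_r\ne0$) with $r$ maximal. Then $\tau_r\notin\partial(\mathcal P\otimes E)$, for otherwise $\tau_r=\partial\mu$ and $\tau-D\mu$ starts in higher order. Let $(\eta+B)\tau=D\kappa$ with $\kappa$ of weight $0$ and degree $m+1$. Since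 $\partial$ is injective in positive degree, $\kappa$ starts in order at least $r$, and $\eta^{(0)}\tau_r=\partial\kappa_r$. So $\mathsf s$ divides $\mathsf q$ times each component of $\tau_r$. As $\mathsf s$ is prime and symmetric, each component whose content is not exceptional lies in the image of $\partial$. Hence $r\in\{1,2\}$.

\emph{Case $r=2$.} The components of content $(2,0)$ and $(0,2)$ are derivatives, and modulo $\partial$ the content $(1,1)$ in degree $m$ is spanned by $uw^{(n)}$, $n=m-2$. After changing $\tau$ we have $\tau_2=\gamma\,uw^{(n)}v_0$ with $\gamma\neq0$. Then $\eta^{(0)}\tau_2=\gamma(u''w^{(n)}-uw^{(n+2)})v_0$ and $\kappa_2=\gamma(u'w^{(n)}-uw^{(n+1)})v_0$. In order $3$ the equation is $\eta^{(1)}\tau_2-A\kappa_2=\partial\kappa_3-\eta^{(0)}\tau_3$. The $v_1$-component of the left side is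
\[
\gamma\bigl[uw^{(n)}u'-u(u'w^{(n)}-uw^{(n+1)})\bigr]ev_0=\gamma\,u^2w^{(n+1)}\,ev_0,\qquad ev_0\ne0,
\]
so $\zeta_1^{n+1}$ lies in the ideal $(\mathsf s,\mathsf q)$ of $\mathbb C[\xi_1,\xi_2,\zeta_1]$. Modulo $\mathsf s$ we have $\zeta_1=-(\xi_1+\xi_2)$ and $\mathsf q=-2\xi_1\xi_2$, and $(\xi_1+\xi_2)^{n+1}$ is not divisible by $\xi_1\xi_2$. This is a contradiction.

\emph{Case $r=1$.} Here $\tau_1=\gamma_1u^{(m-1)}v_1+\gamma_2w^{(m-1)}v_{-1}$, which is a derivative if $m\ge2$. So $m=1$ and $\tau=\tau_1$. Then $\kappa=\kappa_1+\kappa_2$ has degree $2$, with $\kappa_1=\gamma_1u'v_1-\gamma_2w'v_{-1}$. In order $2$,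
\begin{align*}
\partial\kappa_2&=(u'e-w'f)(\gamma_1uv_1+\gamma_2wv_{-1})-(ue+wf)(\gamma_1u'v_1-\gamma_2w'v_{-1})\\
&=(uw)'\,v,\qquad v=-\gamma_1fv_1+\gamma_2ev_{-1}\in\mathbb Cv_0,
\end{align*}
so $\kappa_2=uw\,v$. In order $3$, $A\kappa_2=\eta^{(2)}\tau=\gamma_1(-2+2)u^2w\,v_1+\gamma_2(2-2)uw^2v_{-1}=0$. Since $Av_0=u\,ev_0+w\,fv_0\ne0$, we get $v=0$. The pairs $(\gamma_1,\gamma_2)$ with $v=0$ form a line. This line contains the pair of $Dv_0=u\,ev_0+w\,fv_0$, for which $v=-fev_0+efv_0=hv_0=0$. So $\tau$ is a multiple of $Dv_0$, a contradiction.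
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:count} for $\ell=1$]
The cases $N=2,3$ are Propositions~\ref{prop:spin1} and \ref{prop:H}. Let $N\ge4$ and $\epsilon=(-1)^N$. By \eqref{eq:upper} it suffices to show that $\bar S_K$ is not injective on $\mathcal A_N^\epsilon$. Suppose it is. By Lemma~\ref{lem:O}(d) there are $P\in\mathcal K(\mathbb C)_N$ and $R\in\mathcal K(\mathfrak g)_{N-1}$ of parity $\epsilon$, $Q_1\in\mathcal K(\mathfrak g)$ and $n\ge1$ with
\[
SP=\nu^nR+\partial Q_1,\qquad R_0\notin S_0\mathcal P+DF^1 .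
\]
By Lemma~\ref{lem:flow}, $\eta_\nu P\in\mathcal K(\mathbb C)_{N+2}$ has parity $-\epsilon$, and $S\eta_\nu P=\nu^n\eta_\nu R+\partial\eta_\nu Q_1$. By \eqref{eq:upper} in degree $N+2$, the map $\bar S_0$ is injective on $\mathcal A_{N+2}^{-\epsilon}$. So by Lemma~\ref{lem:O}(b) the class of $\eta_\nu P$ is $\nu^n$ times the class of some $P'$. As $\mathcal B_{N+2}$ is free, we may cancel $\nu^n$: $\eta_\nu R=SP'+\partial Q$ with $Q\in\mathcal K(\mathfrak g)$. At $\nu=0$ this reads $\hat\eta R_0=-\delta P'_0+\hat DQ_0$ in $F^1$. Applying $\delta$ gives $\hat\eta\,\delta R_0=\hat D\,\delta Q_0$. By \eqref{eq:symb}, $\tau=\operatorname{symb}(\delta R_0)\in(\mathcal P_{N-3}\otimes H^2(\mathfrak n))^{\mathfrak h}$ satisfies $(\eta+B)\tau=D\operatorname{symb}(\delta Q_0)$. Since $N-3\ge1$, Lemmas~\ref{lem:GL}(ii) and \ref{lem:inj} give $\tau\in D(\mathcal P\otimes H^2(\mathfrak n))$, and Proposition~\ref{prop:classical}(b) gives $R_0\in S_0\mathcal P+DF^1$, a contradiction.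
\end{proof}

This completes the proof of Proposition~\ref{prop:count}, and with it the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{FF90}
B.~Feigin and E.~Frenkel, \emph{Affine Kac--Moody algebras and semi-infinite flag manifolds}, Comm. Math. Phys. \textbf{128} (1990).

\bibitem{FFLNM}
B.~Feigin and E.~Frenkel, \emph{Integrals of motion and quantum groups}, Lecture Notes in Math. \textbf{1620}.

\bibitem{FF99}
B.~Feigin and E.~Frenkel, \emph{Integrable Hierarchies and Wakimoto Modules}, arXiv:math/9902103 (1999).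

\bibitem{GL}
Garland and Lepowsky, Invent. Math. \textbf{34} (1976).

\end{thebibliography}
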